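\title{Point configurations and the dimensions of irreducible representations of $\mathrm{GL}_n(\mathbb F_q[t]/t^r)$}

\begin{abstract}
Let $\mathfrak o$ be the valuation ring of a non-Archimedean local field, with maximal ideal $\mathfrak p$ and residue field of order $q$. A conjecture predicts that, for given $n$ and $r$, the irreducible representations of $\mathrm{GL}_n(\mathfrak o/\mathfrak p^r)$ fall into finitely many families whose dimensions and cardinalities are polynomials in $q$ that do not depend on $\mathfrak o$. We show that this fails for every $r\ge10$ and infinitely many $n$. To a finite configuration of points and collinear triples satisfying two mild conditions we attach integers $n$ and polynomials $D$ such that, in large characteristic, $\mathrm{GL}_n(\mathbb F_q[t]/t^r)$ has an irreducible representation of dimension $D(q)$ if and only if the configuration can be realized in the projective plane over $\mathbb F_q$. The nine points and twelve lines of $\mathbb F_3^2$ can be realized exactly when $q\equiv1\bmod 3$, which disproves the conjecture.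 Configurations that encode the existence of a root of $x^3-2$ show that it cannot be repaired by letting the polynomials depend on a residue class of $q$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathfrak o$ be the valuation ring of a non-Archimedean local field with finite residue field, let $\mathfrak p$ be its unique non-zero prime ideal, and put $\mathfrak o_r=\mathfrak o/\mathfrak p^r$ for $r\ge1$. Thus $\mathfrak o_1$ is the residue field; we write $q=|\mathfrak o_1|$. The rings $\mathbb Z_p$ and $\mathbb F_q[[t]]$ give $\mathfrak o_r=\mathbb Z/p^r$ and $\mathfrak o_r=\mathbb F_q[t]/t^r$. For a finite group $G$ let $\mathrm{Irr}(G)$ be the set of irreducible complex representations of $G$ up to isomorphism.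

The order of $\mathrm{GL}_n(\mathfrak o_r)$ is $q^{(r-1)n^2}\prod_{i=0}^{n-1}(q^n-q^i)$, a polynomial in $q$ that does not see $\mathfrak o$ otherwise. One may ask whether the dimensions of the irreducible representations, and the number of representations of each dimension, behave in the same way.

\medskip
\noindent\textbf{Conjecture} (\cite{Jackson})\textbf{.}
\emph{Let $\mathfrak O$ be the set of isomorphism classes of valuation rings of non-Archimedean local fields, and let $n,r\ge1$. There exist $s\ge1$, polynomials
\[d_1,\dots,d_s\in\mathbb Z[x]\setminus\{0\},\qquad m_1,\dots,m_s\in\mathbb Q[x]\setminus\{0\},\]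
and for every $\mathfrak o\in\mathfrak O$ a decomposition of $\mathrm{Irr}(\mathrm{GL}_n(\mathfrak o_r))$ as a disjoint union of subsets $\mathcal R_{1,\mathfrak o},\dots,\mathcal R_{s,\mathfrak o}$, some possibly empty, such that for all $i$
\begin{enumerate}
\item[(1)] $\dim\rho=d_i(|\mathfrak o_1|)$ for all $\rho\in\mathcal R_{i,\mathfrak o}$, and
\item[(2)] $|\mathcal R_{i,\mathfrak o}|=m_i(|\mathfrak o_1|)$.
\end{enumerate}}
\medskip

The simplest cases support it. For $n=1$ the group is abelian of order $q^r-q^{r-1}$, so $s=1$, $d_1=1$, $m_1=x^r-x^{r-1}$ will do. For $n=2$, $r=1$ the dimensions are $1$, $q$, $q+1$, $q-1$, and they occur $q-1$, $q-1$, $\frac12(q-1)(q-2)$, $\frac12q(q-1)$ times (Example~\ref{ex:gl2}). The third family is empty for $q=2$, but a non-zero polynomial $m_i$ allows this for finitely many $q$ only. This gives a consequence of the Conjecture that can be tested on one dimension at a time.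

\begin{lemma}\label{lem:persist}
Fix $n,r$ and an infinite set $\mathcal P$ of primes. Suppose that polynomials $d_i,m_i$ and decompositions as in the Conjecture exist for the rings $\mathbb F_p[[t]]$, $p\in\mathcal P$. Let $D\in\mathbb Z[x]$. If $\mathrm{GL}_n(\mathbb F_p[t]/t^r)$ has an irreducible representation of dimension $D(p)$ for infinitely many $p\in\mathcal P$, then it has one for all large $p\in\mathcal P$.
\end{lemma}

\begin{proof}
For each of the infinitely many $p$ there is an $i$ with $d_i(p)=D(p)$. One $i$ occurs infinitely often, so $d_i=D$. Since $m_i\ne0$, we have $m_i(p)\neq0$ for large $p$, and then $\mathcal R_{i,\mathbb F_p[[t]]}$ is non-empty.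
\end{proof}

We therefore look for a polynomial $D$ whose value is a dimension for infinitely many primes and is not a dimension for infinitely many others. Such a $D$ comes from plane projective geometry.

\begin{definition}\label{def:config}
A \emph{configuration} is a pair $(I,\mathcal L)$ of a finite set $I$ and a set $\mathcal L$ of $3$-element subsets of $I$; we put $m=|I|$. A \emph{realization} of $(I,\mathcal L)$ over a field $\mathbb F$ is a $3$-dimensional subspace $C\subset\mathbb F^I$ such that the coordinate functionals $\pi_i\in C^*$ ($i\in I$) are pairwise linearly independent and, for distinct $i,j,l$, the functionals $\pi_i,\pi_j,\pi_l$ are dependent if and only if $\{i,j,l\}\in\mathcal L$. The configuration is \emph{admissible} if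
\begin{enumerate}
\item[(H1)] for distinct $i,j\in I$ there are at least three $l\in I\setminus\{i,j\}$ with $\{i,j,l\}\notin\mathcal L$;
\item[(H2)] there is an enumeration $i_1,\dots,i_m$ of $I$ with $\{i_1,i_2,i_3\}\notin\mathcal L$ such that for each $c\ge4$ there are $a<b<c$ with $\{i_a,i_b,i_c\}\in\mathcal L$.
\end{enumerate}
\end{definition}

The functionals $\pi_i$ span $C^*$, so their classes $P_i$ are distinct points spanning the plane $\mathbb P(C^*)$, and $\mathcal L$ is the set of collinear triples. Conversely, if $v_i\in\mathbb F^3$ represent such points, then $C=\{(\lambda(v_i))_{i\in I}:\lambda\in(\mathbb F^3)^*\}$ is a realization. We use both descriptions. Condition (H1) says that at least three points lie off the line through any two, and forces $m\ge5$; condition (H2) says that the configuration can be built from a triangle by adding points on lines through earlier points.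

\begin{theorem}\label{thm:A}
Let $(I,\mathcal L)$ be an admissible configuration and let $r\ge m+1$. For infinitely many $n$ there are distinct odd primes $e_j\le n$, an integer $\varepsilon\ge0$ and a number $p_0$ such that, with
\[D(x)=x^{\varepsilon}\,\frac{\prod_{i=1}^n(x^i-1)}{\prod_j(x^{e_j}-1)}\in\mathbb Z[x],\]
the following holds for every power $q$ of every prime $p>p_0$: the group $\mathrm{GL}_n(\mathbb F_q[t]/t^r)$ has an irreducible representation of dimension $D(q)$ if and only if $(I,\mathcal L)$ is realizable over $\mathbb F_q$.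
\end{theorem}

Applied to the nine points and twelve lines of the affine plane over $\mathbb F_3$, this gives the main result.

\begin{theorem}\label{thm:B}
The Conjecture is false. For each $r\ge10$ there are infinitely many $n$ for which its assertion fails, and it fails already on the rings $\mathbb F_p[[t]]$ with $p$ a large prime.
\end{theorem}

The obstruction behind Theorem~\ref{thm:B} is the congruence $q\equiv1\bmod3$, so one might allow the polynomials to depend on a residue class of $q$. This does not help.

\begin{theorem}\label{thm:C}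
Let $f\in\mathbb Z[x]$ be monic and irreducible of degree at least $2$. For all large $r$ there are infinitely many $n$, and for each of them a polynomial $D\in\mathbb Z[x]$ and a number $p_0$, such that for all powers $q$ of primes $p>p_0$ the group $\mathrm{GL}_n(\mathbb F_q[t]/t^r)$ has an irreducible representation of dimension $D(q)$ if and only if $f$ has a root in $\mathbb F_q$. Consequently (take $f=x^3-2$) the Conjecture stays false if the $d_i,m_i$ may depend on the residue class of $q=|\mathfrak o_1|$ modulo a fixed integer $N$, and if only the rings $\mathfrak o=\mathbb F_p[[t]]$ with $p$ a large prime are considered.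
\end{theorem}

Section~\ref{sec:idea} shows the three ingredients of Theorem~\ref{thm:A} on small examples. Sections~\ref{sec:units} and~\ref{sec:star} develop them, Section~\ref{sec:param} chooses $n$ and $D$, Sections~\ref{sec:exist} and~\ref{sec:nonexist} prove the two implications, and Section~\ref{sec:configs} deduces Theorems~\ref{thm:B} and~\ref{thm:C}.

\subsection*{Conventions}
From now on $k=\mathbb F_q$ has characteristic $p$, $\bar k$ is an algebraic closure, $\mathfrak o_r=k[t]/t^r$, and $v$ is the $t$-adic valuation. We fix a nontrivial additive character $\psi$ of $k$; for a finite-dimensional $k$-space $V$ with dual $V^*$, the functions $y\mapsto\psi(f(y))$, $f\in V^*$, are the distinct characters of the additive group $V$. Algebras are finite-dimensional and associative; except for those called nilpotent they are unital, and their subalgebras contain $1$. We write $\operatorname{rad}$ for the Jacobson radical, $[S,S']$ for the set of commutators $ss'-s's$ with $s\in S$, $s'\in S'$, and $a_p$, $a_{p'}$ for the $p$-part and the $p'$-part of a positive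 integer $a$. The symbol $[\mathcal A]$ is $1$ if the statement $\mathcal A$ holds and $0$ otherwise.

We use the following facts about an algebra $R$ over the perfect field $k$. Every nilpotent ideal lies in $\operatorname{rad}R$, and $|R^\times|=q^{\dim\operatorname{rad}R}\,|(R/\operatorname{rad}R)^\times|$. There is a semisimple subalgebra $S$ with $R=S\oplus\operatorname{rad}R$ (Wedderburn--Malcev), and $S$ is a product of matrix algebras over finite fields. For an algebraic extension $k'/k$, $\operatorname{rad}(R\otimes k')=\operatorname{rad}(R)\otimes k'$. A decomposition of $1$ into orthogonal idempotents lifts from $R/\operatorname{rad}R$ to $R$, and two idempotents that agree modulo $\operatorname{rad}R$ are conjugate by a unit. Finally, if $M_1,\dots,M_c$ are pairwise non-isomorphic finite-dimensional modules with local endomorphism rings $E_j$, then $\mathrm{End}(\bigoplus M_j^{\mu_j})/\operatorname{rad}\cong\prod_jM_{\mu_j}(E_j/\operatorname{rad}E_j)$.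

\section{What a dimension can remember}\label{sec:idea}

\subsection{Dimensions from centralizers}
Let $R=M_n(\mathfrak o_r)$. For $X\in R$ let $C(X)$ be its centralizer, and let $M_X$ be the $\mathfrak o_r[x]$-module $\mathfrak o_r^n$ on which $x$ acts as $X$, so that $C(X)=\mathrm{End}(M_X)$. For a $p$-group of the form $1+\mathfrak n$, Kirillov's orbit method attaches to each orbit on $\mathfrak n^*$ an irreducible representation whose dimension is the square root of the size of the orbit. For $R^\times$ the functionals are matrices, by the trace form, and the orbits are conjugacy classes. The number that plays the role of the dimension is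
\[\Delta(X)=[R^\times:C(X)^\times]\;q^{-\frac12(\dim R-\dim C(X))}.\]
Suppose that $C(X)/\operatorname{rad}\cong\prod_j\mathbb F_{q^{e_j}}$ and put $d=\dim_kC(X)$. Then $|C(X)^\times|=q^{d-\sum e_j}\prod_j(q^{e_j}-1)$, while $|R^\times|=q^{(r-1)n^2+\frac12n(n-1)}\prod_{i\le n}(q^i-1)$ and $\dim R=rn^2$. The exponent of $q$ in $\Delta(X)$ is $(r-1)n^2+\frac12n(n-1)-d+\sum e_j-\frac12(rn^2-d)$, so
\begin{equation}\label{eq:Delta}
\Delta(X)=q^{\varepsilon'}\,\frac{\prod_{i\le n}(q^i-1)}{\prod_j(q^{e_j}-1)},\qquad\varepsilon'=\tfrac12\big((r-1)n^2-n-d\big)+\sum_je_j .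
\end{equation}
This is the shape of $D(q)$ in Theorem~\ref{thm:A}: the $p'$-part records $C(X)/\operatorname{rad}$, and the $p$-part records $\dim C(X)$.

\begin{example}\label{ex:gl2o2}
Let $n=r=2$ and let $c\in M_2(k)$ have irreducible characteristic polynomial, so that $k[c]\cong\mathbb F_{q^2}$ is its own centralizer in $M_2(k)$. Then $C(c)=k[c]+tk[c]$ has dimension $4$ and $C(tc)=k[c]+tM_2(k)$ has dimension $6$, and \eqref{eq:Delta} gives $\Delta(c)=q(q-1)$ and $\Delta(tc)=q-1$. Both numbers are dimensions of irreducible representations of $\mathrm{GL}_2(\mathfrak o_2)$. The character $1+ty\mapsto\psi(\operatorname{tr}(cy))$ of the abelian normal subgroup $1+tM_2(k)$ has stabilizer $k[c]^\times\ltimes(1+tM_2(k))$; extending it trivially on $k[c]^\times$ and inducing gives an irreducible representation of dimension $[\mathrm{GL}_2(k):k[c]^\times]=q(q-1)$. The dimension $q-1$ occurs already for the quotient $\mathrm{GL}_2(k)$. Over $\mathbb F_{q^2}$ the module $M_X$ splits into two modules of rank one, on which $x$ acts by conjugate elements $a,a^\sigma$, and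 $\dim C(X)=2\cdot 2+2v(a-a^\sigma)$. So the power of $q$ tells at which power of $t$ the element $a$ leaves $k[t]$.
\end{example}

Section~\ref{sec:units} shows that in large characteristic every irreducible representation whose dimension has $p'$-part $\prod(q^i-1)/\prod(q^{e_j}-1)$, with distinct odd primes $e_j$, has dimension $\Delta(X)$ for some $X$ with $C(X)/\operatorname{rad}\cong\prod\mathbb F_{q^{e_j}}$.

\subsection{One number with many digits}
The single number $d$ must encode many conditions. The next case shows how. Let $e\neq e'$ be primes, $n=e+e'$, and $C(X)/\operatorname{rad}\cong\mathbb F_{q^e}\times\mathbb F_{q^{e'}}$. Over $\bar k$ the module $M_X$ is then a sum of $e$ Galois conjugates of one indecomposable module and $e'$ conjugates of another (Lemma~\ref{lem:galois}). As $n=e+e'$, both have rank one, with $x$ acting by elements $a$, $a'$. The space of homomorphisms between rank-one modules given by $a$ and $a'$ has dimension $\min(r,v(a-a'))$. If $u=v(a-a^\sigma)$ and $u'=v(a'-a'^\sigma)$ for $\sigma\ne1$, and $u''=v(a-a')$, then counting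 homomorphisms between all pairs of summands gives
\[d=e^2u+e(r-u)+e'^2u'+e'(r-u')+2ee'u''.\]
If $(e,e')$ is not a zero of any non-zero quadratic polynomial with coefficients bounded by $2r$, then $d$ determines $u,u',u''$. The primes act as the base of a number system whose digits are dimensions of spaces of homomorphisms.

\subsection{Collinearity as a homomorphism}\label{sub:collinear}
It remains to find modules for which these dimensions detect collinearity. Fix distinct $\alpha_i\in k$ ($i\in I$). For $T\subset I$ and a subspace $U\subset k^T$ let $L_U$ be the lattice of $y\in k[[t]]^T$ with $y\bmod t\in U$. It is stable under $x=\operatorname{diag}(t\alpha_i)$, and $L_U/t^rL_U$ is a free $\mathfrak o_r$-module of rank $|T|$ with an endomorphism $x$. The subspace $U$ records how the eigenlines of $x$ are glued together. For $T=\{1,2\}$, $\alpha_1=0$, $\alpha_2=1$, $U=k(1,1)$, the basis $y_1=(1,1)$, $y_2=(0,t)$ satisfies $xy_1=y_2$, $xy_2=ty_2$, and the module is $\mathfrak o_r[x]/(x^2-tx)$.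

We shall see (Lemma~\ref{lem:iso}) that the module determines $U$ up to rescaling the coordinates, that is, it determines the points given by the coordinate functionals on $U$ up to projective equivalence. For instance, let $U_\lambda\subset k^4$ be spanned by $(1,0,1,1)$ and $(0,1,1,\lambda)$ with $\lambda\ne0,1$. The four points are $(1{:}0),(0{:}1),(1{:}1),(1{:}\lambda)$ in $\mathbb P^1$, and a projective map fixing the first three is the identity. So different $\lambda$ give non-conjugate matrices in $M_4(\mathfrak o_r)$.

Now let $C\subset k^I$ be a realization, $T\subset I$ a triple and $1_T=(1,1,1)\in k^T$. A vector $d\in k^T$ defines a diagonal map $k((t))^T\to k((t))^I$ that commutes with $x$. It maps $L_{k1_T}$ into $L_{C^\perp}$ if and only if $d\in C^\perp$, that is, if and only if $\sum_{i\in T}d_i\pi_i=0$. A linear relation among three points is literally a homomorphism of modules, and it exists exactly when $T\in\mathcal L$. Lemma~\ref{lem:hom} shows that diagonal maps of this kind are the only contribution to the dimension of $\mathrm{Hom}$ that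 depends on the subspaces.

The matrix $X$ behind Theorem~\ref{thm:A} combines one such module for each singleton, pair and triple $T\subset I$ and one for $T=I$, repeated $e_T$ times. To make the $e_T$ copies non-isomorphic Galois conjugates without changing $U$, we add to $x$ a scalar $t^{r-1}\gamma$ with $\gamma$ a generator of $\mathbb F_{q^{e_T}}$. The digits of $d$ then serve as follows. The singletons force all other summands to have the form just described; the pairs force the points to be distinct; the triples test collinearity; and the coefficient of $e_I^2$ forces the configuration to be defined over $\mathbb F_q$ rather than over $\mathbb F_{q^{e_I}}$.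

\section{Representations of unit groups of algebras}\label{sec:units}

The group $\mathrm{GL}_n(\mathfrak o_r)$ is the unit group of an algebra $R$. We analyze its representations by restricting to the normal $p$-subgroup $1+\operatorname{rad}R$; the stabilizers that appear are again unit groups of algebras, so we work with all algebras at once.

Let $H$ be a normal subgroup of a finite group $G$, let $\theta\in\mathrm{Irr}(H)$, and let $\mathrm{Irr}(G|\theta)$ be the set of irreducible representations of $G$ whose restriction to $H$ contains $\theta$. We use four facts.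
\begin{enumerate}
\item[(C1)] (Clifford) Induction is a bijection $\mathrm{Irr}(G_\theta|\theta)\to\mathrm{Irr}(G|\theta)$, where $G_\theta$ is the stabilizer of $\theta$. If $G_\theta=G$, every member of $\mathrm{Irr}(G|\theta)$ restricts to a multiple of $\theta$.
\item[(C2)] (Gallagher) If $\theta$ extends to a representation $\hat\theta$ of $G$, then $\tau\mapsto\hat\theta\otimes\tau$ is a bijection $\mathrm{Irr}(G/H)\to\mathrm{Irr}(G|\theta)$.
\item[(C3)] If $G_\theta=G$ and for each prime $\ell$ the representation $\theta$ extends to the preimage of a Sylow $\ell$-subgroup of $G/H$, then $\theta$ extends to $G$ \cite[Cor.~11.31]{Isaacs}.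
\item[(C4)] If $G_\theta=G$, $H$ is a $p$-group and $p\nmid[G:H]$, then $\theta$ extends to $G$ \cite[Cor.~8.16]{Isaacs}.
\end{enumerate}

\subsection{The orbit method for $1+\mathfrak n$}
Let $\mathfrak n$ be a nilpotent $k$-algebra with $\mathfrak n^p=0$. Then $\exp y=\sum_{i<p}y^i/i!$ is a bijection $\mathfrak n\to1+\mathfrak n$ with inverse the truncated logarithm, and $\exp(\mathfrak a)=1+\mathfrak a$ for every associative subalgebra $\mathfrak a$. The Baker--Campbell--Hausdorff formula $\exp x\exp y=\exp(x+y+\frac12[x,y]+\cdots)$ holds, because only terms of degree less than $p$ matter and their denominators are prime to $p$. All terms after $x+y$ are iterated commutators. Hence for a Lie subalgebra $\mathfrak m\subset\mathfrak n$ the set $\exp\mathfrak m$ is a subgroup, and if $f\in\mathfrak n^*$ vanishes on $[\mathfrak m,\mathfrak m]$, then $\exp y\mapsto\psi(f(y))$ is a linear character of it.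

\begin{proposition}[Kirillov's method]\label{prop:K}
Let $1+\mathfrak n$ act on $\mathfrak n^*$ by $(g\cdot f)(y)=f(g^{-1}yg)$. The stabilizer of $f$ is $1+\mathfrak n_f$, where $\mathfrak n_f=\{x\in\mathfrak n:f([x,\mathfrak n])=0\}$, so the orbit of $f$ has $q^{\dim\mathfrak n/\mathfrak n_f}$ elements. The irreducible representations of $1+\mathfrak n$ correspond bijectively to the orbits $\Omega$, and the character attached to $\Omega$ takes at $\exp y$ the value $|\Omega|^{-1/2}\sum_{f\in\Omega}\psi(f(y))$.
\end{proposition}

\begin{proof}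
Substituting $y=gy'$ shows that $g=1+x$ fixes $f$ if and only if $f(y'g)=f(gy')$ for all $y'$, that is, $x\in\mathfrak n_f$. If $x,x'\in\mathfrak n_f$ then $f(xx'y)=f(x'yx)=f(yxx')$, so $\mathfrak n_f$ is an associative subalgebra and $1+\mathfrak n_f=\exp\mathfrak n_f$.

To build the representation we need a Lie subalgebra that is maximal isotropic for $B(x,y)=f([x,y])$. Refine $\mathfrak n\supset\mathfrak n^2\supset\cdots$ to a flag of ideals $0=\mathfrak n_0\subset\dots\subset\mathfrak n_c=\mathfrak n$ with $\dim\mathfrak n_i=i$. Let $\mathfrak r_i$ be the radical of $B|_{\mathfrak n_i}$, let $\mathfrak m_i=\sum_{j\le i}\mathfrak r_j$ and $\mathfrak m=\mathfrak m_c$. Take $x\in\mathfrak r_i$, $y\in\mathfrak r_j$ with $i\le j$. Then $x\in\mathfrak n_j$, so $B(x,y)=0$, and $\mathfrak m$ is isotropic. Also $[x,y]\in\mathfrak n_i$, and for $z\in\mathfrak n_i$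
\[B([x,y],z)=f([x,[y,z]])-f([y,[x,z]])=0,\]
since $[y,z]\in\mathfrak n_i$ and $[x,z]\in\mathfrak n_i\subset\mathfrak n_j$. So $[x,y]\in\mathfrak r_i$, and $\mathfrak m$ is a Lie subalgebra. We claim that $\dim\mathfrak m_i=\frac12(i+\dim\mathfrak r_i)$, by induction on $i$. If $\mathfrak r_i\subset\mathfrak n_{i-1}$, the perpendicular of the hyperplane $\mathfrak n_{i-1}$ in $\mathfrak n_i$ is $\mathfrak r_i+ku$ with $u\notin\mathfrak r_i$. This space is isotropic, so it lies in its own perpendicular $\mathfrak n_{i-1}$. Thus $\mathfrak r_{i-1}=\mathfrak r_i+ku$ and $\mathfrak m_i=\mathfrak m_{i-1}$. Otherwise $\mathfrak n_i=\mathfrak n_{i-1}+\mathfrak r_i$, so $\mathfrak r_{i-1}=\mathfrak r_i\cap\mathfrak n_{i-1}$ has codimension one in $\mathfrak r_i$ and $\dim\mathfrak m_i=\dim\mathfrak m_{i-1}+1$. Both cases agree with the formula. Since $\mathfrak r_c=\mathfrak n_f$, we obtain $\mathfrak n_f\subset\mathfrak m$ and $\dim\mathfrak n/\mathfrak m=\dim\mathfrak m/\mathfrak n_f=\frac12\dim\mathfrak n/\mathfrak n_f$.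

Let $H=\exp\mathfrak m$ and let $\mathfrak m^\perp\subset\mathfrak n^*$ be the annihilator of $\mathfrak m$, so $|\mathfrak m^\perp|=|\Omega|^{1/2}$ for the orbit $\Omega$ of $f$. For $h=\exp x\in H$ and $y\in\mathfrak m$, the element $h^{-1}yh-y=\sum_{0<i<p}(-\operatorname{ad}x)^iy/i!$ is a sum of commutators in $\mathfrak m$, so $Hf\subset f+\mathfrak m^\perp$. As $|Hf|=|\mathfrak m|/|\mathfrak n_f|=|\mathfrak m^\perp|$, we have $f+\mathfrak m^\perp=Hf\subset\Omega$. Induce the linear character $\exp y\mapsto\psi(f(y))$ from $H$ to $1+\mathfrak n$. The indicator function of $\mathfrak m$ is $|\mathfrak m^\perp|^{-1}\sum_{l\in\mathfrak m^\perp}\psi(l(\cdot))$ and $|\mathfrak m||\mathfrak m^\perp|=|\mathfrak n|$, so the induced character at $\exp y$ is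
\[\frac1{|\mathfrak n|}\sum_{l\in\mathfrak m^\perp}\sum_{g\in1+\mathfrak n}\psi\big((f+l)(gyg^{-1})\big)=\frac{|\mathfrak m^\perp|}{|\mathfrak n|}\cdot\frac{|\mathfrak n|}{|\Omega|}\sum_{f'\in\Omega}\psi(f'(y))=|\Omega|^{-1/2}\sum_{f'\in\Omega}\psi(f'(y)).\]
The functions $y\mapsto\psi(f'(y))$ are orthonormal on $\mathfrak n$, so these characters are orthonormal: they are irreducible and distinct for distinct orbits. The squares of their degrees add up to $\sum_\Omega|\Omega|=|\mathfrak n|$, so there are no others.
\end{proof}

\subsection{One step of reduction}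
Let $R$ be an algebra with $p>2\dim R$ and let $J=\operatorname{rad}R$; then $J^p=0$. For $f\in J^*$ put
\[R_f=\{s\in R:f(sy)=f(ys)\ \text{for all }y\in J\},\qquad J_f=J\cap R_f .\]
As in the proof above, $R_f$ is a subalgebra and $R_f^\times$ is the stabilizer of $f$ in $R^\times$; $J_f$ is a nilpotent ideal of $R_f$, and it is the space $\mathfrak n_f$ of Proposition~\ref{prop:K} for $\mathfrak n=J$.

Let $\mathfrak a\subset J$ be an ideal of $R$ and let $f_0\in\mathfrak a^*$ vanish on $[R,\mathfrak a]$. Then $\lambda_{f_0}(\exp y)=\psi(f_0(y))$ is a linear character of $1+\mathfrak a$, and it is $R^\times$-invariant because $sys^{-1}-y=[s,ys^{-1}]$. In particular $f$ vanishes on $[R_f,J_f]$, so $\lambda_f:=\lambda_{f|J_f}$ is an $R_f^\times$-invariant linear character of $1+J_f$.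

\begin{proposition}\label{prop:red}
Let $\theta\in\mathrm{Irr}(1+J)$ correspond to the orbit $\Omega$ of $f\in J^*$. There is a bijection $\mathrm{Irr}(R^\times|\theta)\to\mathrm{Irr}(R_f^\times|\lambda_f)$, $\rho\mapsto\tau$, with
\[\dim\rho=[R^\times:R_f^\times(1+J)]\;q^{\frac12\dim(J/J_f)}\,\dim\tau .\]
\end{proposition}

\begin{proof}
By the character formula, an element of $R^\times$ fixes $\theta$ if and only if it fixes $\Omega$, so the stabilizer of $\theta$ is $G_\theta=R_f^\times(1+J)$. The two factors overlap in $1+J_f$. To separate them we pass to the group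
\[\Gamma=\{(g,h)\in R_f^\times\times R^\times:g\equiv h\bmod J\}.\]
The first projection maps $\Gamma$ onto $R_f^\times$ with kernel $1\times(1+J)$, and the second maps it onto $G_\theta$ with kernel $(1+J_f)\times1$. The subgroup $\Gamma_1=(1+J_f)\times(1+J)$ is a normal $p$-subgroup with $\Gamma/\Gamma_1\cong R_f^\times/(1+J_f)$, and $\theta_1=\lambda_f^{-1}\boxtimes\theta\in\mathrm{Irr}(\Gamma_1)$ is $\Gamma$-invariant.

\emph{Claim: $\theta_1$ extends to $\Gamma$.} By (C3) and (C4) it suffices to extend $\theta_1$ to the preimage $\Gamma_p$ of a Sylow $p$-subgroup of $\Gamma/\Gamma_1$. Write $R_f/\operatorname{rad}R_f$ as a product of matrix algebras over finite fields and let $\mathfrak u\subset R_f$ be the preimage of the strictly upper triangular matrices. Then $\mathfrak u\supset\operatorname{rad}R_f\supset J_f$ is a nilpotent algebra and $1+\mathfrak u$ is a Sylow $p$-subgroup of $R_f^\times$. So we may take $\Gamma_p=1+\mathfrak n'$ with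
\[\mathfrak n'=\{(a,a+y):a\in\mathfrak u,\ y\in J\}\subset R\times R .\]
This is a nilpotent algebra, since $\mathfrak u$ and $\mathfrak u+J$ are, of dimension at most $2\dim R<p$. Hence $\mathfrak n'^p=0$ and Proposition~\ref{prop:K} applies; this is where the factor $2$ in $p>2\dim R$ is used. Define $f'(a,a+y)=f(y)$. Since $a,a'\in R_f$,
\[f'\big([(a,a+y),(a',a'+y')]\big)=f\big([a,y']+[y,a']+[y,y']\big)=f([y,y']).\]
So $\mathfrak n'_{f'}=\{(a,a+y):y\in J_f\}$. The orbit $\Omega'$ of $f'$ therefore has $q^{\dim J/J_f}=|\Omega|$ elements, the elements $(g,g)$ with $g\in1+\mathfrak u$ fix $f'$, and $\Omega'=(1\times(1+J))f'$. Restriction to $0\times J$ maps $\Omega'$ onto $\Omega$, hence bijectively, and the character formula shows that the representation $\theta'$ attached to $\Omega'$ restricts to $\theta$ on $1\times(1+J)$. For $y\in J_f$ the element $(y,0)$ commutes with $1\times(1+J)$, so every member of $\Omega'$ takes at $(y,0)$ the value $f'(y,0)=-f(y)$. Thus $\theta'(\exp y,1)$ is the scalar $\lambda_f(\exp y)^{-1}$, and $\theta'|_{\Gamma_1}\cong\theta_1$.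 This proves the claim.

Let $\hat\theta$ extend $\theta_1$ to $\Gamma$. By (C2) for the normal subgroup $1\times(1+J)$, the members of $\mathrm{Irr}(\Gamma|\theta)$ are the $\hat\theta\otimes\tau$ with $\tau\in\mathrm{Irr}(R_f^\times)$. Such a representation factors through $G_\theta$ if and only if it is trivial on $(1+J_f)\times1$, that is, if and only if $\tau|_{1+J_f}$ is a multiple of $\lambda_f$; as $\lambda_f$ is invariant, this means $\tau\in\mathrm{Irr}(R_f^\times|\lambda_f)$. Now apply (C1) and use $\dim\theta=q^{\frac12\dim J/J_f}$.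
\end{proof}

For $F\in R^*$ let $R_F=\{s\in R:F([s,R])=0\}$, again a subalgebra, and put
\[\Delta_R(F)=[R^\times:R_F^\times]\;q^{-\frac12\dim(R/R_F)}.\]
The next lemma says that $\Delta$ obeys the same recursion as the dimensions in Proposition~\ref{prop:red}.

\begin{lemma}\label{lem:Delta}
Let $F\in R^*$, $f=F|_J$ and $F_1=F|_{R_f}$. Then $(R_f)_{F_1}=R_F+J_f$, the algebras $(R_f)_{F_1}$ and $R_F$ have isomorphic quotients by their radicals, and
\[\Delta_R(F)=[R^\times:R_f^\times(1+J)]\;q^{\frac12\dim(J/J_f)}\,\Delta_{R_f}(F_1).\]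
\end{lemma}

\begin{proof}
Take perpendiculars with respect to the alternating form $F([s,s'])$ on $R$, whose radical is $A:=R_F$. Then $R_f=J^\perp\supset A$ and $R_f^\perp=J+A$, so $A':=(R_f)_{F_1}=R_f\cap(J+A)=A+J_f$. The map $A\to A'/J_f$ is onto with nilpotent kernel $A\cap J$, and $J_f$ is a nilpotent ideal of $A'$; this gives the second claim, and $|A'^\times|/|A^\times|=q^{\dim A'-\dim A}$. Put $c=\dim J$, $z=\dim J_f$, $y=\dim(J\cap A)$. Then $\dim A'-\dim A=z-y$ and $\dim R-\dim R_f=c-y$. Since $R_f^\times\cap(1+J)=1+J_f$, we have $[R^\times:R_f^\times(1+J)]=[R^\times:R_f^\times]q^{-(c-z)}$, so the right side of the formula is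
\[[R^\times:A'^\times]\,q^{-\frac12(c-z)-\frac12(\dim R_f-\dim A')}=[R^\times:A^\times]\,q^{-(z-y)-\frac12(c-z)-\frac12(\dim R_f-\dim A')}.\]
Here $\dim R_f-\dim A'=\dim R-\dim A-(c-y)-(z-y)$, so twice the last exponent is
\[-2(z-y)-(c-z)+(c-y)+(z-y)-\dim(R/A)=-\dim(R/A).\qedhere\]
\end{proof}

\subsection{The semisimple case and the full reduction}
The recursion stops when $R_f=R$, and then only representations of general linear groups over finite fields remain. Let $Q$ be a prime power. An \emph{orbit of degree $d$} is an orbit with $d$ elements of the map $\chi\mapsto\chi^Q$ on the character group of $\mathbb F_{Q^d}^\times$; this group is cyclic of order $Q^d-1$, and the orbit of a generator has degree $d$. For a partition $\lambda$ let $\lambda'$ be its conjugate and $n(\lambda)=\sum_i(i-1)\lambda_i$. Green's degree formula \cite[IV.(6.7)]{Macdonald} states that the irreducible characters of $\mathrm{GL}_\mu(\mathbb F_Q)$ correspond bijectively to the functions $\lambda$ from the set of orbits $\phi$ to partitions with $\sum_\phi d(\phi)|\lambda(\phi)|=\mu$,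 and that the degree is
\begin{equation}\label{eq:green}
\prod_{i\le\mu}(Q^i-1)\prod_\phi\frac{Q^{d(\phi)n(\lambda(\phi)')}}{\prod_h(Q^{d(\phi)h}-1)},
\end{equation}
where $h$ runs over the hook lengths of $\lambda(\phi)$. A single orbit of degree $\mu$ with the partition $(1)$ gives a (cuspidal) character of degree $\prod_{i<\mu}(Q^i-1)$.

\begin{example}\label{ex:gl2}
Let $\mu=2$, $Q=q$. There are $q-1$ orbits of degree $1$ and $\frac12\big((q^2-1)-(q-1)\big)=\frac12q(q-1)$ of degree $2$. One orbit of degree $1$ with the partition $(2)$ or $(1,1)$, both with hook lengths $2,1$, gives the degrees $q$ and $1$. Two orbits of degree $1$ give $q+1$, in $\binom{q-1}2$ ways. One orbit of degree $2$ gives $q-1$.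
\end{example}

\begin{proposition}\label{prop:full}
Let $p>2\dim R$, let $\mathfrak a\subset J$ be an ideal of $R$, let $f_0\in\mathfrak a^*$ vanish on $[R,\mathfrak a]$, and let $\rho\in\mathrm{Irr}(R^\times|\lambda_{f_0})$. There are a semisimple subalgebra $S\cong\prod_jM_{\mu_j}(\mathbb F_{q^{u_j}})$ of $R$ and a multiset $\mathbf a$ of positive integers, with $|\mathbf a|\le\sum u_j\mu_j$ and $a\le\sum u_j\mu_j$ for all $a\in\mathbf a$, such that
\[(\dim\rho)_{p'}=|R^\times|_{p'}\Big/\prod_{a\in\mathbf a}(q^a-1).\]
If the elements of $\mathbf a$ are distinct and no element is twice another, there is $F\in R^*$ with $F|_{\mathfrak a}=f_0$, $R_F/\operatorname{rad}R_F\cong\prod_{a\in\mathbf a}\mathbb F_{q^a}$ and $\dim\rho=\Delta_R(F)$.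
\end{proposition}

We need only the case $\mathfrak a=0$; the pair $(\mathfrak a,f_0)$ carries the induction.

\begin{proof}
We use induction on $\dim R$. Let $\theta\in\mathrm{Irr}(1+J)$ be a constituent of $\rho|_{1+J}$, with orbit $\Omega\ni f$. By (C1) the restriction of $\rho$, hence of $\theta$, to $1+\mathfrak a$ is a multiple of $\lambda_{f_0}$. By Proposition~\ref{prop:K}, $\sum_{f'\in\Omega}\psi(f'(y))=|\Omega|\,\psi(f_0(y))$ for $y\in\mathfrak a$. All terms have absolute value $1$, so $\psi(f(y))=\psi(f_0(y))$ for all $y\in\mathfrak a$, and therefore $f|_{\mathfrak a}=f_0$.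

\emph{Case $R_f\ne R$.} Let $\tau\in\mathrm{Irr}(R_f^\times|\lambda_f)$ correspond to $\rho$ under Proposition~\ref{prop:red}, and apply the induction hypothesis to $(R_f,J_f,f|_{J_f},\tau)$. The formula for the $p'$-part follows since $[R^\times:R_f^\times(1+J)]_{p'}=|R^\times|_{p'}/|R_f^\times|_{p'}$. If the induction gives $F_1\in R_f^*$, then $F_1$ and $f$ agree on $R_f\cap J=J_f$, so there is $F\in R^*$ with $F|_{R_f}=F_1$ and $F|_J=f$. Then $F|_{\mathfrak a}=f_0$, and the other two properties follow from Lemma~\ref{lem:Delta} and Proposition~\ref{prop:red}.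

\emph{Case $R_f=R$.} Then $f([R,J])=0$ and $\theta=\lambda_f$. Write $R=S\oplus J$ with $S\cong\prod_jM_{\mu_j}(\mathbb F_{q^{u_j}})$. The invariant linear character $\lambda_f$ extends to a character $\tilde\lambda_f$ of $R^\times=S^\times\ltimes(1+J)$ that is trivial on $S^\times$, so $\rho=\tilde\lambda_f\otimes\chi$ with $\chi\in\mathrm{Irr}(S^\times)$ by (C2). Describe the $j$-th factor of $\chi$ by \eqref{eq:green} with $Q=q^{u_j}$, and let $\mathbf a$ be the multiset of all numbers $u_jd(\phi)h$. As $|R^\times|_{p'}=|S^\times|_{p'}=\prod_j\prod_{i\le\mu_j}(q^{u_ji}-1)$, the formula for the $p'$-part is \eqref{eq:green}. The bounds hold because $\sum_\phi|\lambda(\phi)|\le\mu_j$ and $d(\phi)h\le d(\phi)|\lambda(\phi)|\le\mu_j$ in the $j$-th factor.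

Suppose now that the elements of $\mathbf a$ are distinct and none is twice another. A partition of size at least $2$ either has two corners, so that the hook length $1$ occurs twice, or is a rectangle, which has the hook lengths $1$ and $2$. Both are excluded, so all non-empty partitions have size $1$. Hence $\dim\chi=|S^\times|_{p'}/\prod_a(q^a-1)$ and $\mathbf a=\{u_jd(\phi)\}$, where for fixed $j$ the degrees $d(\phi)$ are distinct with sum $\mu_j$. Choose $x\in S$ whose $j$-th component is block diagonal, the blocks being companion matrices of irreducible polynomials over $\mathbb F_{q^{u_j}}$ of the degrees $d(\phi)$. These polynomials are distinct, so the centralizer of $x$ in $S$ is $\mathfrak t\cong\prod_{a\in\mathbf a}\mathbb F_{q^a}$. Let $\operatorname{Tr}:S\to k$ be the sum of the matrix traces followed by the field traces to $k$; the form $\operatorname{Tr}(ss')$ is nondegenerate. Put $F(s+y)=\operatorname{Tr}(xs)+f(y)$ for $s\in S$, $y\in J$. Then $F|_{\mathfrak a}=f_0$, and $F([s+y,s'+y'])=\operatorname{Tr}([x,s]s')$ because $f([R,J])=0$. So $R_F=\mathfrak t\oplus J$.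 Finally $\dim S-\dim\mathfrak t=\sum_ju_j(\mu_j^2-\mu_j)$ and $|S^\times|_p=q^{\frac12\sum u_j\mu_j(\mu_j-1)}$, so $\Delta_R(F)=|S^\times|_{p'}/|\mathfrak t^\times|=\dim\rho$.
\end{proof}

\begin{remark}\label{rem:converse}
Let $R=M_2(k)$. The characters of degrees $1$ and $q$ in Example~\ref{ex:gl2} have $\mathbf a=\{1,2\}$, and no subalgebra of $M_2(k)$ has $\mathbb F_q\times\mathbb F_{q^2}$ as quotient by its radical, because by Wedderburn--Malcev this ring would act faithfully on $k^2$. So the condition on $\mathbf a$ cannot be dropped. Conversely, not every $\Delta_R(F)$ is a dimension: for $F(s)=\operatorname{tr}(xs)$ with $x\neq0$ nilpotent, $R_F=k[x]$ and $\Delta_R(F)=(q^2-1)/q$. For this reason the representation in Section~\ref{sec:exist} has to be constructed.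
\end{remark}

\subsection{Matrices over $\mathfrak o_r$}
Let $R=M_n(\mathfrak o_r)$. For $X\in R$ let $F_X(Y)$ be the coefficient of $t^{r-1}$ in $\operatorname{tr}(XY)$. The pairing $(X,Y)\mapsto F_X(Y)$ is nondegenerate, so $X\mapsto F_X$ is an isomorphism $R\to R^*$. Since
\begin{equation}\label{eq:FX}
F_X([s,Y])=F_{[X,s]}(Y),
\end{equation}
we have $R_{F_X}=C(X)$ and $\Delta_R(F_X)=\Delta(X)$.

\begin{corollary}\label{cor:matrix}
Let $p>2rn^2$ and $\rho\in\mathrm{Irr}(\mathrm{GL}_n(\mathfrak o_r))$. There is a multiset $\mathbf a$ of at most $n$ integers in $[1,n]$ with $(\dim\rho)_{p'}=\prod_{i\le n}(q^i-1)/\prod_{a\in\mathbf a}(q^a-1)$. If $\mathbf a$ consists of distinct odd numbers, there is $X\in M_n(\mathfrak o_r)$ with $C(X)/\operatorname{rad}\cong\prod_{a\in\mathbf a}\mathbb F_{q^a}$ and $\dim\rho=\Delta(X)$.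
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:full} with $\mathfrak a=0$. The semisimple algebra $S$ meets the nilpotent ideal $tR$ in $0$, so it embeds in $M_n(k)$. It contains the product of fields $\prod_j\mathbb F_{q^{u_j}}^{\mu_j}$, which thus acts faithfully on $k^n$. Each factor acts on a non-zero summand, of dimension at least $u_j$ over $k$, so $\sum u_j\mu_j\le n$.
\end{proof}

\section{Star modules}\label{sec:star}

Throughout this section $I$ is a set with $m<p$ elements, $r\ge3$, and $b_i\in k[t]$ ($i\in I$) are polynomials with $v(b_i-b_{i'})=1$ for $i\ne i'$. Let $k'$ be a field with $k\subset k'\subset\bar k$, and put $O=k'[[t]]$, $K=k'((t))$. A \emph{module over $k'$} means a free $O/t^r$-module $M$ of finite rank with an $O$-linear endomorphism $x$, and homomorphisms commute with $x$. The number $h(M,M')=\dim_{k'}\mathrm{Hom}(M,M')$ is the dimension of the solution space of a linear system, so it does not change when $k'$ is enlarged; for modules over different subfields of $\bar k$ we compute it over $\bar k$.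

\subsection{Subspaces of coordinate spaces}
Let $T\subset I$ be non-empty and $U\subset k'^T$ a subspace. We write $\mathbf e_i$ for the coordinate vectors, $1_T$ for the all-ones vector, $\perp$ for the perpendicular under the standard form, $\pi_S$ for the projection to the coordinates in $S\subset T$, and $U(S)=\{u\in U:\operatorname{supp}u\subset S\}$. We say that $U$ has \emph{full support} if no coordinate vanishes identically on $U$, and that $U$ is \emph{connected} if it has full support and $U\ne U(S)\oplus U(T\setminus S)$ for every proper non-empty $S\subset T$. Since $U(S)$ is the kernel of $\pi_{T\setminus S}|_U$, these notions do not change under extension of $k'$. For subspaces $U\subset k'^T$, $U'\subset k'^{T'}$ of full support and $Z=T\cap T'$, a vector $d\in k'^Z$ defines the diagonal map $k'^T\to k'^{T'}$ with $(du)_i=d_iu_i$ for $i\in Z$ and $(du)_i=0$ otherwise. Put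
\[\mathfrak h(U,U')=\{d\in k'^Z:dU\subset U'\}.\]

\begin{lemma}\label{lem:conn}
Let $U\subset k'^T$.
\begin{enumerate}
\item[(a)] $U^\perp$ has full support if and only if no $\mathbf e_i$ lies in $U$. If $U$ and $U^\perp$ both have full support, then one is connected if and only if the other is.
\item[(b)] If $U$ is connected and $|T|\ge2$, then no $\mathbf e_i$ lies in $U$.
\item[(c)] If $U$ is connected, then $\mathfrak h(U,U)=k'1_T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $i$-th coordinate vanishes on $U^\perp$ if and only if $\mathbf e_i\in U^{\perp\perp}=U$. If $U=U_1\oplus U_2$ with $U_1\subset k'^S$, $U_2\subset k'^{T\setminus S}$, then $U^\perp$ is the sum of the perpendiculars of $U_1$ in $k'^S$ and of $U_2$ in $k'^{T\setminus S}$. (b) If $\mathbf e_i\in U$, then $U=U(\{i\})\oplus U(T\setminus\{i\})$. (c) If $dU\subset U$, then $U$ is the sum of the eigenspaces of $d|_U$, which are the spaces $U(S)$ for the level sets $S$ of $d$. By connectedness there is only one level set.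
\end{proof}

The next lemma explains why the line $k'1_T$ and the hyperplane $1_T^\perp\subset k'^T$ serve as probes for a subspace of $k'^I$.

\begin{lemma}\label{lem:probe}
Let $U\subset k'^I$ have full support and let $T\subset I$, $|T|\ge2$.
\begin{enumerate}
\item[(a)] $\mathfrak h(k'1_T,U)=U(T)$ and $\mathfrak h(U,1_T^\perp)=U^\perp(T)$.
\item[(b)] If $T$ is a pair, $\mathfrak h(U,k'1_T)\cong U^\perp(T)$. If $U^\perp(A)=0$ for all pairs $A\subset T$, then $\mathfrak h(U,k'1_T)=0$.
\item[(c)] If $U(A)=0$ for all pairs $A\subset T$, then $\mathfrak h(1_T^\perp,U)=0$.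
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $d1_T=d$, and $du\in1_T^\perp$ means $\sum_{i\in T}d_iu_i=0$. (b) The condition $dU\subset k'1_T$ says that $d_iu_i=d_ju_j$ on $U$, that is, $d_i\mathbf e_i-d_j\mathbf e_j\in U^\perp(\{i,j\})$, for all distinct $i,j\in T$. (c) The vectors $d(\mathbf e_i-\mathbf e_j)=d_i\mathbf e_i-d_j\mathbf e_j$ must lie in $U(\{i,j\})$.
\end{proof}

\subsection{Star modules and their homomorphisms}

\begin{definition}
Let $U\subset k'^T$ have full support and let $\gamma\in k'$. Put $L_U=\{y\in O^T:y\bmod t\in U\}$. The \emph{star module} $M(T,U,\gamma)$ is $L_U/t^rL_U$ with $x=\operatorname{diag}(b_i+t^{r-1}\gamma)_{i\in T}$.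
\end{definition}

The operator $x$ preserves $L_U$, because it is a scalar modulo $t$ and $tO^T\subset L_U$. The rank of $M(T,U,\gamma)$ is $|T|$.

Let $M=M(T,U,\gamma)$ and $M'=M(T',U',\gamma')$, with $x_i=b_i+t^{r-1}\gamma$ and $x'_j=b_j+t^{r-1}\gamma'$. Let $Z=T\cap T'$, $z=|Z|$, $\mathfrak h=\mathfrak h(U,U')$, $\mathfrak h'=\mathfrak h(U',U)$. We consider matrices $\Phi=(\Phi_{ji})_{j\in T',i\in T}$ over $K$ and write $\mathrm{Mat}(O)$ for the integral ones. The positions $(i,i)$ with $i\in Z$ are \emph{diagonal}, the other $o=|T||T'|-z$ positions are \emph{off-diagonal}, and $\Phi=\Phi^{\mathrm{diag}}+\Phi^{\mathrm{off}}$. Let $\mathcal H=\mathrm{Hom}_O(L_U,L_{U'})$ and $\delta\Phi=x'\Phi-\Phi x$. Thus $\delta$ multiplies the entry $\Phi_{ji}$ by $x'_j-x_i$, which has valuation $1$ off the diagonal (as $r\ge3$) and equals $t^{r-1}(\gamma'-\gamma)$ on it. Since $\mathrm{Hom}_O(M,M')=\mathcal H/t^r\mathcal H$,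
\[\mathrm{Hom}(M,M')=\mathcal K/t^r\mathcal H,\qquad\mathcal K=\{\Phi\in\mathcal H:\delta\Phi\in t^r\mathcal H\}.\]

From $tO^T\subset L_U$ and $L_{U'}\subset O^{T'}$ we get $\mathcal H\subset t^{-1}\mathrm{Mat}(O)$. Expand $\Phi=t^{-1}\Phi_{-1}+\Phi_0+\cdots$ and $y=y_0+ty_1+\cdots$ with $y_0\in U$ and $y_1$ arbitrary. Then $\Phi y=t^{-1}\Phi_{-1}y_0+(\Phi_0y_0+\Phi_{-1}y_1)+\cdots$, so
\begin{equation}\label{eq:H}
\mathcal H=\{\Phi\in t^{-1}\mathrm{Mat}(O):\Phi_{-1}\in U'\otimes U^\perp,\ \Phi_0U\subset U'\}\supset t\,\mathrm{Mat}(O).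
\end{equation}
Let $\mathcal A$ be the set of diagonal matrices in $\mathcal H$, $\mathcal H_0$ the set of off-diagonal matrices in $\mathcal H$, and $\mathcal D=\{\Phi^{\mathrm{diag}}:\Phi\in\mathcal H\}$. We claim that, inside $K^Z$,
\begin{equation}\label{eq:AD}
\mathcal A=\mathfrak h+tO^Z,\qquad\mathcal D=t^{-1}\mathfrak h'^\perp+O^Z .
\end{equation}
For $\mathcal A$: a diagonal $\Phi_{-1}$ that kills $U$ is zero since $U$ has full support, and $\Phi_0U\subset U'$ means $\Phi_0\in\mathfrak h$. For $\mathcal D$: in degree $0$ the matrices $u'\otimes\mathbf e_i$ with $u'\in U'$ are allowed, and their diagonals $u'_i\mathbf e_i$ span $k'^Z$ since $U'$ has full support. In degree $-1$ the diagonals span the space generated by the vectors $(u'_i\lambda_i)_{i\in Z}$ with $u'\in U'$, $\lambda\in U^\perp$. A vector $d$ is perpendicular to all of these if and only if $dU'\subset U^{\perp\perp}=U$, that is, $d\in\mathfrak h'$.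

The basic observation is that homomorphisms are diagonal modulo $t$. If $\Phi\in\mathcal K$, then $\delta\Phi\in t^{r-1}\mathrm{Mat}(O)$, so $\Phi^{\mathrm{off}}\in t^{r-2}\mathrm{Mat}(O)$. As $r\ge3$,
\begin{equation}\label{eq:split}
\Phi\in\mathcal K\ \Longrightarrow\ \Phi^{\mathrm{off}}\in t^{r-2}\mathrm{Mat}(O)\subset t\,\mathrm{Mat}(O)\subset\mathcal H\ \text{ and }\ \Phi^{\mathrm{diag}}\in\mathcal A .
\end{equation}

\begin{lemma}\label{lem:hom}
With this notation $h(M,M')=(r-3)z+|T||T'|+\kappa(M,M')$, where
\[\kappa(M,M')=\dim\mathfrak h'+\begin{cases}\dim\mathfrak h&\text{if }\gamma=\gamma',\\ \dim(\mathfrak h\cap\mathfrak h'^\perp)&\text{if }\gamma\ne\gamma'.\end{cases}\]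
\end{lemma}

\begin{proof}
For lattices $\Lambda,\Lambda'$ in $K^c$ put $[\Lambda:\Lambda']=\dim\Lambda/\Lambda''-\dim\Lambda'/\Lambda''$ for any lattice $\Lambda''\subset\Lambda\cap\Lambda'$. This index is additive in chains and invariant under $\mathrm{GL}_c(K)$. For an invertible diagonal operator $g$ we have $[\Lambda:g\Lambda]=[\Lambda:O^c]+[O^c:gO^c]+[gO^c:g\Lambda]=v(\det g)$. We must compute $[\mathcal K:t^r\mathcal H]$.

\emph{Case $\gamma=\gamma'$.} Here $\delta$ kills diagonal matrices and acts invertibly, as $\delta_0$ say, on off-diagonal ones, with $v(\det\delta_0)=o$. By \eqref{eq:split}, $\mathcal K\subset\mathcal A\oplus t^r\delta_0^{-1}\mathcal H_0$, and equality holds because $t^r\delta_0^{-1}\mathcal H_0\subset t^{r-2}\mathrm{Mat}(O)\subset\mathcal H$. The map $\Phi\mapsto\Phi^{\mathrm{diag}}$ induces $\mathcal H/(\mathcal A\oplus\mathcal H_0)\cong\mathcal D/\mathcal A$. Hence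
\[h=[\mathcal K:t^r(\mathcal A\oplus\mathcal H_0)]-[\mathcal H:\mathcal A\oplus\mathcal H_0]=rz+o-[\mathcal D:\mathcal A],\]
and $[\mathcal D:\mathcal A]=(z-\dim\mathfrak h')+(z-\dim\mathfrak h)$ by \eqref{eq:AD}. As $o=|T||T'|-z$, the formula follows.

\emph{Case $\gamma\ne\gamma'$.} Now $\delta$ is invertible with $v(\det\delta)=o+(r-1)z$. For $\Psi\in\mathcal H$ the matrix $\Phi=t^r\delta^{-1}\Psi$ has $\Phi^{\mathrm{off}}\in t^{r-2}\mathrm{Mat}(O)\subset\mathcal H$ and $\Phi^{\mathrm{diag}}=(\gamma'-\gamma)^{-1}t\Psi^{\mathrm{diag}}$. So $\Phi\in\mathcal H$ if and only if $\Psi$ lies in $\mathcal H'=\{\Psi\in\mathcal H:t\Psi^{\mathrm{diag}}\in\mathcal A\}$, and $\mathcal K=t^r\delta^{-1}\mathcal H'$. Therefore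
\[h=[t^r\delta^{-1}\mathcal H':t^r\mathcal H']-[\mathcal H:\mathcal H']=o+(r-1)z-[t\mathcal D:t\mathcal D\cap\mathcal A].\]
By \eqref{eq:AD}, $t\mathcal D=\mathfrak h'^\perp+tO^Z$ and $t\mathcal D\cap\mathcal A=(\mathfrak h\cap\mathfrak h'^\perp)+tO^Z$, so the last index is $z-\dim\mathfrak h'-\dim(\mathfrak h\cap\mathfrak h'^\perp)$.
\end{proof}

For $T=T'=\{i\}$ and $U=U'=k'$ the lemma gives $r$ if $\gamma=\gamma'$ and $r-1$ otherwise, which is $\min(r,v(x_i-x_i'))$. In a centralizer, homomorphisms are counted in both directions, so we put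
\begin{equation}\label{eq:omega}
\omega(U,U')=\dim\mathfrak h+\dim\mathfrak h'+\dim(\mathfrak h\cap\mathfrak h'^\perp)+\dim(\mathfrak h'\cap\mathfrak h^\perp).
\end{equation}
We record four consequences.
\begin{enumerate}
\item[(W1)] If $\gamma\ne\gamma'$, then $h(M,M')+h(M',M)=2(r-3)|T\cap T'|+2|T||T'|+\omega(U,U')$.
\item[(W2)] If $\mathfrak h'=0$, then $\omega(U,U')=2\dim\mathfrak h$. If $\omega(U,U')=0$, then $\mathfrak h=\mathfrak h'=0$.
\item[(W3)] $\omega(gU,U')=\omega(U,U')$ for $g\in(k'^\times)^T$, since replacing $U$ by $gU$ replaces $\mathfrak h,\mathfrak h'$ by $g^{-1}\mathfrak h,g\mathfrak h'$ and preserves the pairing between them.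
\item[(W4)] Let $U$ be connected, $T'=T$ and $U'=gU$ with $g\in(k'^\times)^T$. Then $\kappa(M,M')$ is $2$ if $\gamma=\gamma'$ and $1$ if $\gamma\ne\gamma'$. Indeed $\mathfrak h=k'g$ and $\mathfrak h'=k'g^{-1}$ by Lemma~\ref{lem:conn}(c), and their pairing $|T|$ is non-zero in $k$ because $p>m$.
\end{enumerate}

\begin{lemma}\label{lem:iso}
Let $M=M(T,U,\gamma)$ and $M'=M(T',U',\gamma')$.
\begin{enumerate}
\item[(a)] If $U$ is connected, $\mathrm{End}(M)$ is a local ring with residue field $k'$.
\item[(b)] If $M\cong M'$, then $T=T'$ and $U'=gU$ for some $g\in(k'^\times)^T$; if moreover $U$ is connected, then $\gamma=\gamma'$. Conversely, $T=T'$, $U'=gU$ and $\gamma=\gamma'$ imply $M\cong M'$.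
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:split} and \eqref{eq:AD}, every $\Phi\in\mathcal K$ lies in $d_\Phi+t\,\mathrm{Mat}(O)$ with $d_\Phi\in\mathfrak h(U,U')$. The vector $d_\Phi$ depends only on the homomorphism, since $t^r\mathcal H\subset t^{r-1}\mathrm{Mat}(O)$, and it is linear and multiplicative in $\Phi$. (a) By Lemma~\ref{lem:conn}(c), $\Phi\mapsto d_\Phi$ is a surjective algebra homomorphism $\mathrm{End}(M)\to k'$. If $d_\Phi=0$, then $\Phi^{r+1}\in t^r\cdot t\,\mathrm{Mat}(O)\subset t^r\mathcal H$, so the kernel consists of nilpotent elements. (b) For an isomorphism $\Phi$ with inverse $\Phi'$ we get $d_{\Phi'}d_\Phi=1$ on $T$ and $d_\Phi d_{\Phi'}=1$ on $T'$. So $T=T'$, $g=d_\Phi$ is invertible, $gU\subset U'$ and $g^{-1}U'\subset U$. If $U$ is connected and $\gamma\ne\gamma'$, then (W4) gives $h(M,M')=h(M,M)-1$, which is impossible for $M\cong M'$. Conversely, multiplication by $g$ maps $L_U$ onto $L_{gU}$ and commutes with $x$.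
\end{proof}

\subsection{Recognizing star modules}
In Section~\ref{sec:nonexist} the summands of $M_X$ are not known in advance; we know only some dimensions of $\mathrm{Hom}$. Let $M=M(T,U,\gamma)$ with $U$ connected and $w=|T|\ge2$, and let $i\in T$. Then $\mathfrak h(k',U)=0$ by Lemma~\ref{lem:conn}(b) and $\mathfrak h(U,k')=k'$, so Lemma~\ref{lem:hom} gives $h(M(\{i\},k',\gamma_i),M)=w+r-2$ for every $\gamma_i$. We prove that these $w$ numbers characterize star modules among absolutely indecomposable modules of rank $w$.

Let $\bar O=\bar k[[t]]$, and extend $v$ to an algebraic closure of its fraction field. A matrix $Y\in M_w(\bar O)$ with $\det Y\neq0$ has a Smith normal form $Y=g\operatorname{diag}(t^{\eta_1},\dots,t^{\eta_w})g'$ with $g,g'\in\mathrm{GL}_w(\bar O)$ and $\eta_1\le\dots\le\eta_w$. Consequently every $l\times l$ minor of $Y$ has valuation at least $\eta_1+\dots+\eta_l$, the matrix $t^{\eta_w}Y^{-1}$ is integral, and the kernel of $Y$ on $(\bar O/t^r)^w$ has dimension $\sum_l\min(\eta_l,r)$. We need to compare the $\eta_l$ with the eigenvalues.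

\begin{lemma}[Hodge--Newton inequality]\label{lem:HN}
If $s_1\le\dots\le s_w$ are the valuations of the eigenvalues of $Y$, then $\eta_1+\dots+\eta_l\le s_1+\dots+s_l$ for all $l$, with equality for $l=w$.
\end{lemma}

\begin{proof}
The $l$-th elementary symmetric function of the eigenvalues is a sum of $l\times l$ minors of $Y$, so its valuation is at least $\eta_1+\dots+\eta_l$. If $s_l<s_{l+1}$ or $l=w$, it has a unique term of least valuation, so its valuation is $s_1+\dots+s_l$. This proves the inequality at these break points, and it is trivial at $l=0$. Between consecutive break points $l\mapsto s_1+\dots+s_l$ is affine and $l\mapsto\eta_1+\dots+\eta_l$ is convex, so the inequality persists. For $l=w$ both sides equal $v(\det Y)$.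
\end{proof}

\begin{lemma}\label{lem:recog}
Let $k'/k$ be finite and let $M$ be a module over $k'$ of rank $w\ge2$ such that $M\otimes\bar k$ is indecomposable. Let $T\subset I$ with $|T|=w$, let $r\ge w+1$, and let $a_i=b_i+t^{r-1}\gamma_i$ with $\gamma_i\in\bar k$ for $i\in T$. Suppose that $\nu_i:=\dim\ker(x-a_i\,|\,M\otimes\bar k)=w+r-2$ for all $i\in T$. Then $M\cong M(T,U,\gamma)$ over $k'$, with $U\subset k'^T$ connected and $\gamma\in k'$.
\end{lemma}

\begin{proof}
Lift the matrix of $x$ to $\hat X\in M_w(O)$, with eigenvalues $\xi_1,\dots,\xi_w$ listed with multiplicity. Changing the $a_i$ by elements of $t^r\bar O$ does not change $\nu_i$, so we may assume that no $a_i$ is an eigenvalue. For $i\in T$ let $\eta_l$ and $s_l$ refer to $Y=\hat X-a_i$, so that $\nu_i=\sum_l\min(\eta_l,r)$.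

\emph{Step 1: one eigenvalue near each $b_i$.} Let $n_i$ be the number of $l$ with $v(\xi_l-a_i)>1$. The balls $\{\xi:v(\xi-a_i)>1\}=\{\xi:v(\xi-b_i)>1\}$ are disjoint, so $\sum_{i\in T}n_i\le w$. If $n_i=0$, all $s_l$ are at most $1$ and $\nu_i\le\sum\eta_l=\sum s_l\le w$, contrary to $\nu_i=w+r-2>w$. So $n_i=1$ for all $i\in T$, the eigenvalues are distinct, and we index them by $T$. The characteristic polynomial of $\hat X$ is separable, so its splitting field is Galois over $K$. The Galois group preserves $v$, because $K$ is complete, and fixes $b_i\in k[t]$. So it preserves the $i$-th ball and fixes its only eigenvalue $\xi_i$. Hence $\xi_i\in O$, $v(\xi_i-b_i)\ge2$, and $v(\xi_i-\xi_l)=v(a_i-\xi_l)=1$ for $l\ne i$.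

\emph{Step 2: the lattice.} Take coordinates along the eigenlines of $\hat X$ in $K^w$, scaled so that the lattice $O^w$ becomes a lattice $L\subset O^T$ all of whose coordinate projections equal $O$; then $\hat X=\operatorname{diag}(\xi_i)$. Let $\bar L=L\otimes_O\bar O$, and let $c_i$ be the least integer with $t^{c_i}\mathbf e_i\in L$; the same integer works for $\bar L$. Choose $y\in L$ with $y_i=1$. Applying $\prod_{l\ne i}(\hat X-\xi_l)$ to $y$ gives a multiple of $\mathbf e_i$ of valuation $w-1$. So $c_i\le w-1$ for all $i$, and $t^{w-1}\bar O^T\subset\bar L$. We must improve this to $c_i\le1$.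

Let $s=v(\xi_i-a_i)>1$. The other eigenvalues of $Y$ have valuation $1$, so $\sum_l\eta_l=s+w-1$. From $w+r-2=\nu_i\le\sum\eta_l$ we get $s\ge r-1\ge w$; this is where $r\ge w+1$ is used. By Lemma~\ref{lem:HN}, $\eta_1+\dots+\eta_{w-1}\le w-1$, so $\eta_w\ge s\ge w$. The vector $t^{\eta_w}Y^{-1}y$ lies in $\bar L$. Its coordinates other than the $i$-th have valuation at least $\eta_w-1\ge w-1$, so their contribution lies in $\bar L$. Hence $t^{\eta_w}(\xi_i-a_i)^{-1}\mathbf e_i\in\bar L$, that is, $\eta_w-s\ge c_i$. Therefore $\sum_{l<w}\eta_l=s+w-1-\eta_w\le w-1-c_i$, and $w+r-2=\nu_i\le w-1-c_i+r$ gives $c_i\le1$. Thus $tO^T\subset L\subset O^T$ and $L=L_U$, where $U=L/tO^T$ has full support. If $U=U(S)\oplus U(T\setminus S)$ with $S$ proper and non-empty, then $L=L_{U(S)}\oplus L_{U(T\setminus S)}$ would decompose $M$; so $U$ is connected. Moreover $s\ge r-1$ gives $\xi_i\equiv b_i\bmod t^{r-1}$.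

\emph{Step 3: equalizing the last coefficient.} Write $\xi_i=b_i+t^{r-1}\gamma^{(i)}+O(t^r)$ with $\gamma^{(i)}\in k'$. Put $\gamma=\frac1w\sum_i\gamma^{(i)}$, which makes sense as $p>m\ge w$, and $\xi'_i=b_i+t^{r-1}\gamma$. For $\mathcal H=\mathrm{End}_O(L_U)$, \eqref{eq:AD} and Lemma~\ref{lem:conn}(c) give $\mathcal D=t^{-1}1_T^\perp+O^T$. Since $\sum_i(\gamma-\gamma^{(i)})=0$, there is $\Psi\in\mathcal H$ with diagonal entries $\Psi_{ii}=t^{-r}(\xi'_i-\xi_i)$. Define $\Phi_{ii}=1$ and $\Phi_{ji}=t^r\Psi_{ji}/(\xi'_j-\xi_i)\in t^{r-2}O$ for $j\ne i$. Then $\Phi$ and $\Phi^{-1}$ lie in $1+t\,\mathrm{Mat}(O)\subset\mathcal H$, and $\operatorname{diag}(\xi')\Phi-\Phi\operatorname{diag}(\xi)=t^r\Psi\in t^r\mathcal H$. So $\Phi$ induces an isomorphism $M\cong M(T,U,\gamma)$.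
\end{proof}

\section{The choice of $n$ and $D$}\label{sec:param}

Let $(I,\mathcal L)$ be admissible and $r\ge m+1$, so $r\ge6$. Let $\mathcal T_1$ be the set of singletons in $I$, let $\mathcal T_+$ consist of all pairs, all triples and $I$ itself, and put $\mathcal T=\mathcal T_1\sqcup\mathcal T_+$. Since $m\ge5$, the set $I$ is neither a pair nor a triple. In subscripts we write $i$ for $\{i\}$.

Call a tuple of integers $(e_1,\dots,e_c)$ \emph{$B$-generic} if $Q(e_1,\dots,e_c)\ne0$ for every non-zero $Q\in\mathbb Z[x_1,\dots,x_c]$ of degree at most $2$ with coefficients of absolute value at most $B$. For $B\ge1$ the entries of such a tuple are distinct, as the polynomials $x_a-x_b$ show.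

\begin{lemma}\label{lem:primes}
For all $c,B\ge1$ and all large $E$ there is a $B$-generic tuple of $c$ primes in $[E,2E]$.
\end{lemma}

\begin{proof}
Let $\Pi$ be the number of primes in $[E,2E]$; it tends to infinity with $E$. By the Schwartz--Zippel bound, a non-zero polynomial of degree at most $2$ in $c$ variables has at most $2\Pi^{c-1}$ zeros among the $\Pi^c$ tuples of such primes. The number of polynomials $Q$ is bounded in terms of $c$ and $B$.
\end{proof}

The relations to be decoded among the large summands have coefficients bounded in terms of $r$ and $m$, while those involving the singletons have coefficients that depend on the primes of the large summands. So we choose in two stages. First let $(e_T)_{T\in\mathcal T_+}$ be a $B_+$-generic tuple of primes in $[E_+,2E_+]$, where $E_+>2$ and $B_+=2rm^2+2m|\mathcal T_+|$, and put $n_+=\sum_{T\in\mathcal T_+}e_T|T|$. Then let $(e_i)_{i\in I}$ be a $B_1$-generic tuple of primes in $[E_1,2E_1]$, where $E_1>n_++2E_+$ and $B_1=3rn_+^2$. All $e_T$ ($T\in\mathcal T$) are distinct odd primes. Put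
\[n=\sum_{T\in\mathcal T}e_T|T|=\sum_{i\in I}e_i+n_+ .\]
Since $E_1$ may be arbitrarily large, infinitely many $n$ arise.

Next we fix the intended values of the digits. For $T\ne T'$ in $\mathcal T$ let $\omega^0_{TT'}=2$ if one of the two sets is a singleton contained in the other, or one is a pair and the other a triple containing it, or one is $I$ and the other a triple in $\mathcal L$; let $\omega^0_{TT'}=0$ in all other cases. Guided by Lemma~\ref{lem:hom} and (W1), put
\[\beta_T=(r-3)|T|+|T|^2,\qquad g^0_{TT'}=2(r-3)|T\cap T'|+2|T||T'|+\omega^0_{TT'},\]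
\begin{equation}\label{eq:d0}
d_0=\sum_{T\in\mathcal T}\big(e_T^2(\beta_T+1)+e_T\big)+\sum_{\{T,T'\}}e_Te_{T'}g^0_{TT'},\qquad\varepsilon=\tfrac12\big((r-1)n^2-n-d_0\big)+\sum_{T\in\mathcal T}e_T,
\end{equation}
where $\{T,T'\}$ runs over the $2$-element subsets of $\mathcal T$. Let $d^0_+$ be the sum of the terms of $d_0$ that involve only members of $\mathcal T_+$. Let $D(x)$ be the expression in Theorem~\ref{thm:A} for these $n$, $\varepsilon$ and primes $e_T$.

\begin{lemma}\label{lem:eps}
The number $\varepsilon$ is a non-negative integer, $D\in\mathbb Z[x]$, and $0\le d_+^0\le rn_+^2$.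
\end{lemma}

\begin{proof}
The $g^0_{TT'}$ are even, the $e_T$ are odd, and $\beta_T\equiv r|T|\bmod2$. So $d_0\equiv\sum_T\beta_T\equiv r\sum_T|T|\equiv rn$ and $(r-1)n^2-n-d_0\equiv(r-1)n-n-rn\equiv0\bmod2$. For the inequalities note that $g^0_{TT'}\le2(r-1)|T||T'|$ and
\[(r-1)|T|^2-(\beta_T+1)=(r-3)|T|(|T|-1)+|T|^2-1\ge|T|-1 .\]
Hence $d_0\le(r-1)n^2-\sum_Te_T(|T|-1)+\sum_Te_T=(r-1)n^2-n+2\sum_Te_T$, which is $\varepsilon\ge0$. The same estimate over $\mathcal T_+$, where $|T|\ge2$, gives $d_+^0\le(r-1)n_+^2$. As the $e_T$ are distinct and at most $n$, the denominator of $D$ cancels against factors of the numerator.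
\end{proof}

Distinct multisets $\mathbf a$ give distinct polynomials $\prod_{a\in\mathbf a}(x^a-1)$: the largest element and its multiplicity are the largest order of a root of unity among the roots and its multiplicity, and one proceeds by induction. Choose $p_0\ge2rn^2$ such that for $q>p_0$ the finitely many such polynomials with $|\mathbf a|\le n$ and all $a\le n$ take distinct values at $q$. In the next two sections $q$ is a power of a prime $p>p_0$ and $R=M_n(\mathfrak o_r)$; thus $p>2\dim R$ and $p>m$.

\section{From a realization to a representation}\label{sec:exist}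

Let $C\subset k^I$ be a realization over $k$. We construct an irreducible representation of dimension $D(q)$. Take $b_i=t\alpha_i$ with distinct $\alpha_i\in k$, and put $U_T=k1_T$ for singletons, pairs and triples $T$, and $U_I=C^\perp$.

\subsection{The subspaces}
The lines $k1_T$ are connected. For $U_I$ we use (H1), in two ways. First,
\begin{equation}\label{eq:nosmall}
C(A)=0\ \text{ for every pair }A\subset I .
\end{equation}
Otherwise a non-zero $c\in C$ is killed by at least $m-2\ge3$ of the $\pi_l$. The corresponding points lie on one line, and at most two points lie off it, contrary to (H1) for two points on the line. Second, $C$ is connected. It has full support since $\pi_i\ne0$. If $C=C(S)\oplus C(I\setminus S)$ with $S$ proper and non-empty, the functionals $\pi_i$ with $i\in S$ span the dual of $C(S)$ and the others span the dual of $C(I\setminus S)$. These dimensions are positive with sum $3$. The side of dimension $1$ consists of one point, by pairwise independence, and the other $m-1$ points are collinear, contrary to (H1). By \eqref{eq:nosmall}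 no $\mathbf e_i$ lies in $C$, so $C^\perp$ is connected by Lemma~\ref{lem:conn}(a).

\begin{lemma}\label{lem:omega0}
$\omega(U_T,U_{T'})=\omega^0_{TT'}$ for all $T\ne T'$ in $\mathcal T$.
\end{lemma}

\begin{proof}
If $T\cap T'=\emptyset$, both sides vanish. If $T'=\{i\}\subset T$, then $\mathfrak h(U_T,k)=k$, and $\mathfrak h(k,U_T)=0$ by Lemma~\ref{lem:conn}(b), so $\omega=2$ by (W2). Let $T,T'$ be pairs or triples. A non-zero $d\in k^{T\cap T'}$ with $d1_T\in k1_{T'}$ has support $T'$, so $\mathfrak h(k1_T,k1_{T'})$ is a line if $T'\subset T$ and zero otherwise. By (W2), $\omega=2$ if one set contains the other, and $\omega=0$ otherwise. Finally let $T$ be a pair or a triple and $T'=I$. By Lemma~\ref{lem:probe}(b) and \eqref{eq:nosmall}, $\mathfrak h(C^\perp,k1_T)=0$. By Lemma~\ref{lem:probe}(a), $\mathfrak h(k1_T,C^\perp)=C^\perp(T)$ is the space of linear relations among the $\pi_i$, $i\in T$, which has dimension $[T\in\mathcal L]$. So $\omega=2[T\in\mathcal L]$.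
\end{proof}

\subsection{The matrix}
Let $X_T\in M_{|T|}(\mathfrak o_r)$ be the matrix of $x$ on $M(T,U_T,0)$ in some basis, let $W_T\in M_{e_T}(k)$ have irreducible characteristic polynomial, and put
\[X=X_0+t^{r-1}W\in M_n(\mathfrak o_r),\qquad X_0=\bigoplus_TX_T\otimes1_{e_T},\qquad W=\bigoplus_T1_{|T|}\otimes W_T ,\]
where $1_c$ here denotes an identity matrix. Diagonalizing $W_T$ over $\bar k$ gives $M_X\otimes\bar k\cong\bigoplus_T\bigoplus_\gamma M(T,U_T,\gamma)$, where $\gamma$ runs over the $e_T$ eigenvalues of $W_T$. Each of them generates $\mathbb F_{q^{e_T}}$, so all $\sum e_T$ eigenvalues are distinct. By Lemma~\ref{lem:iso} the summands are pairwise non-isomorphic with local endomorphism rings and residue field $\bar k$, so $C(X)/\operatorname{rad}$ has dimension $\sum e_T$. The subalgebra $\prod_T1\otimes k[W_T]\cong\prod_T\mathbb F_{q^{e_T}}$ of $C(X)$ has this dimension and meets the radical in $0$. Hence $C(X)/\operatorname{rad}\cong\prod_T\mathbb F_{q^{e_T}}$.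

For fixed $T$, Lemma~\ref{lem:hom} and (W4) show that the $e_T^2$ ordered pairs of summands contribute $e_T^2\beta_T+2e_T+e_T(e_T-1)=e_T^2(\beta_T+1)+e_T$ to $\dim C(X)$. For $T\ne T'$, (W1) and Lemma~\ref{lem:omega0} give the contribution $e_Te_{T'}g^0_{TT'}$. So $\dim C(X)=d_0$, and $\Delta(X)=D(q)$ by \eqref{eq:Delta} and \eqref{eq:d0}.

\subsection{The representation}
We run the reduction of Proposition~\ref{prop:red} for $F=F_X$ and find that it ends after two steps in an algebra where $F$ corresponds to cuspidal characters.

\emph{First step.} Let $J=tR$, $f=F|_J$ and $R_1=R_f$. By \eqref{eq:FX}, $s\in R_1$ if and only if $t[X,s]=0$, that is, $[X_0,s]\in t^{r-1}R$. So $t^{r-1}R$ is a nilpotent ideal of $R_1$, and $R_1/t^{r-1}R$ is the centralizer of $X_0$ in $M_n(\mathfrak o_{r-1})$. This is $\mathrm{End}(\bigoplus_T\bar M_T^{e_T})$, where $\bar M_T=L_{U_T}/t^{r-1}L_{U_T}$ with $x=\operatorname{diag}(b_i)$ is a star module for $r-1\ge3$ in place of $r$. By Lemma~\ref{lem:iso} the $\bar M_T$ are pairwise non-isomorphic with local endomorphism rings and residue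 field $k$, so $R_1/\operatorname{rad}\cong\prod_TM_{e_T}(k)$. The semisimple subalgebra $S_0=\prod_T1\otimes M_{e_T}(k)$ of $R_1$ has the same dimension, so $R_1=S_0\oplus J_1$ with $J_1=\operatorname{rad}R_1$.

\emph{Second step.} Let $f_1=F|_{J_1}$ and $R_2=(R_1)_{f_1}$. We claim that $S_0\subset R_2$. Let $s\in S_0$, $y\in J_1$. Then $F_{X_0}([s,y])=F_{[X_0,s]}(y)=0$ as $s$ commutes with $X_0$. Also $F_{t^{r-1}W}([s,y])=\operatorname{tr}\big((Wsy-Wys)\bmod t\big)=0$, because $W\in S_0$, so that $Wsy$ and $Wys$ lie in $J_1$ and are nilpotent matrices. Hence $R_2=S_0\oplus J_2$ with $J_2=J_1\cap R_2=\operatorname{rad}R_2$, and $f_2=F|_{J_2}$ vanishes on $[R_2,J_2]$.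

\emph{The last algebra.} For $s\in M_{e_T}(k)$ we have $F(1\otimes s)=\operatorname{tr}(x_Ts)$ with $x_T=|T|W_T+\zeta_T$, where the scalar $\zeta_T$ is the coefficient of $t^{r-1}$ in $\operatorname{tr}X_T$. As $|T|\ne0$ in $k$, the centralizer of $x_T$ is $k[W_T]$. As in the last case of the proof of Proposition~\ref{prop:full}, $(R_2)_{F|R_2}=\prod_Tk[W_T]\oplus J_2$ and
\[\Delta_{R_2}(F|_{R_2})=\prod_T\frac{|\mathrm{GL}_{e_T}(k)|_{p'}}{q^{e_T}-1}=\prod_T\prod_{i<e_T}(q^i-1).\]
This is the dimension of $\rho_2=\tilde\lambda_{f_2}\otimes\chi$, where $\tilde\lambda_{f_2}$ is the extension of $\lambda_{f_2}$ to $R_2^\times=S_0^\times\ltimes(1+J_2)$ that is trivial on $S_0^\times$ and $\chi$ is a product of cuspidal characters of the groups $\mathrm{GL}_{e_T}(k)$.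

\emph{Going back up.} The representation $\rho_2$ lies over $\lambda_{f_2}$, which is the character $\lambda_{f_1}$ of Proposition~\ref{prop:red} for $R_1$. That proposition gives $\rho_1\in\mathrm{Irr}(R_1^\times|\theta_1)$, with $\theta_1$ attached to the orbit of $f_1$, and Lemma~\ref{lem:Delta} for $R_1$ gives $\dim\rho_1=\Delta_{R_1}(F|_{R_1})$. The ideal $J_f=J\cap R_1$ of $R_1$ is nilpotent, so it lies in $J_1$. On it $f_1$ agrees with $f$, which is invariant under conjugation by $R_1^\times$. So every element of the orbit of $f_1$ restricts to $f$ on $J_f$, and by the character formula $\theta_1|_{1+J_f}$ is a multiple of $\lambda_f$. Thus $\rho_1\in\mathrm{Irr}(R_1^\times|\lambda_f)$. Proposition~\ref{prop:red} and Lemma~\ref{lem:Delta} for $R$ now give $\rho\in\mathrm{Irr}(R^\times)$ with $\dim\rho=\Delta_R(F)=D(q)$.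

\section{From a representation to a realization}\label{sec:nonexist}

Let $\rho\in\mathrm{Irr}(\mathrm{GL}_n(\mathfrak o_r))$ have dimension $D(q)$. Then $(\dim\rho)_p=q^\varepsilon$ and $(\dim\rho)_{p'}=\prod_{i\le n}(q^i-1)/\prod_T(q^{e_T}-1)$. By the choice of $p_0$, the multiset $\mathbf a$ of Corollary~\ref{cor:matrix} is $\{e_T:T\in\mathcal T\}$, a set of distinct odd numbers. So there is $X\in M_n(\mathfrak o_r)$ with $C(X)/\operatorname{rad}\cong\prod_T\mathbb F_{q^{e_T}}$ and $\Delta(X)=D(q)$. Comparing the exponents in \eqref{eq:Delta} and \eqref{eq:d0} gives $\dim C(X)=d_0$. From these two facts about $C(X)$ we recover a realization.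

\subsection{Galois decomposition}
Let $k_T=\mathbb F_{q^{e_T}}\subset\bar k$ and $G_T=\mathrm{Gal}(k_T/k)\cong\mathbb Z/e_T$. If $M$ is a module over $k'$ given by a matrix $Y$ and $\sigma$ is an automorphism of $k'$ over $k$, the twist $M^\sigma$ is the module given by $\sigma(Y)$. Applying $\sigma$ to the equation $\Phi Y=Y'\Phi$ shows that $h(M^\sigma,M'^\sigma)=h(M,M')$.

\begin{lemma}\label{lem:galois}
There are modules $M_T$ over $k_T$, of ranks $w_T\ge1$, with $M_T\otimes\bar k$ indecomposable, such that $M_X\otimes\bar k\cong\bigoplus_T\bigoplus_{\sigma\in G_T}M_T^\sigma\otimes\bar k$ with pairwise non-isomorphic summands. With $s_T=\sum_{\sigma\in G_T}h(M_T,M_T^\sigma)$ and $g_{TT'}=h(M_T,M_{T'})+h(M_{T'},M_T)$,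
\begin{equation}\label{eq:nd}
n=\sum_Te_Tw_T,\qquad\dim C(X)=\sum_Te_Ts_T+\sum_{\{T,T'\}}e_Te_{T'}g_{TT'} .
\end{equation}
\end{lemma}

\begin{proof}
Lifting the primitive idempotents of $C(X)/\operatorname{rad}$ gives $M_X=\bigoplus_TV_T$ with $\mathrm{End}(V_T)/\operatorname{rad}\cong k_T$. Direct summands of free modules over the local rings $k'[t]/t^r$ are free. Next, $\mathrm{End}(V_T\otimes k_T)/\operatorname{rad}=k_T\otimes_kk_T$ is a product of $e_T$ copies of $k_T$, whose primitive idempotents are permuted simply transitively by $G_T$ acting on the second factor. Let $M_T$ be the summand of $V_T\otimes k_T$ cut out by a lift $\epsilon$ of one of them. The semilinear map $1\otimes\sigma$ carries $M_T$ to the summand cut out by $\sigma(\epsilon)$, which is therefore isomorphic to $M_T^\sigma$. Idempotents that agree modulo the radical are conjugate and cut out isomorphic summands, so lifting the full system of idempotents gives $V_T\otimes k_T\cong\bigoplus_\sigma M_T^\sigma$. Since $\mathrm{End}(M_T)/\operatorname{rad}=k_T$, we get $\mathrm{End}(M_T\otimes\bar k)/\operatorname{rad}=\bar k$,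 so $M_T\otimes\bar k$ is indecomposable. If two summands were isomorphic, $(C(X)\otimes\bar k)/\operatorname{rad}$ would not be commutative. Finally, $\dim C(X)$ is the sum of $h$ over all ordered pairs of summands. For fixed $T$ these contribute $e_Ts_T$, by invariance under simultaneous twists. For $T\ne T'$ the primes $e_T,e_{T'}$ are coprime, so the $q$-Frobenius generates $G_T\times G_{T'}$, and $h(M_T^\sigma,M_{T'}^{\sigma'})=h(M_T,M_{T'})$ for all $\sigma,\sigma'$.
\end{proof}

\subsection{Decoding the digits}

\emph{Step 1: ranks.} If $w_i\ge2$ for some $i\in I$, then $n\ge\sum_Ie_i+E_1>\sum_Ie_i+n_+=n$, which is absurd. So $w_i=1$ for $i\in I$, and $\sum_{\mathcal T_+}e_Tw_T=n_+$. Hence $w_T\le n_+/E_+\le2m|\mathcal T_+|$, and $B_+$-genericity applied to $\sum_{\mathcal T_+}(w_T-|T|)x_T$ gives $w_T=|T|$ for all $T$.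

\emph{Step 2: the digits that involve singletons.} For $i\in I$ the module $M_i$ is $k_i[t]/t^r$ with $x$ acting by some $a_i$, and $h(M_i,M_i^\sigma)=\min(r,v(a_i-a_i^\sigma))$. Not all coefficients of $a_i$ lie in $k$, since $M_i^\sigma\not\cong M_i$ for $\sigma\ne1$; let $v_i\le r-1$ be the least index of a coefficient outside $k$. As $e_i$ is prime, every $\sigma\ne1$ moves that coefficient, so $s_i=r+(e_i-1)v_i$. For $i\ne i'$ we have $g_{ii'}=2v_{ii'}$ with $v_{ii'}=\min(r,v(a_i-a_{i'}))$. For $T\in\mathcal T_+$ let $Y$ be the matrix of $x-a_i$ on $M_T\otimes\bar k$. Then $\mathrm{Hom}(M_i,M_T)=\ker Y$, and $\mathrm{Hom}(M_T,M_i)$, consisting of the row vectors killed by $Y$, is the kernel of the transpose. A matrix and its transpose have the same Smith normal form, so $g_{iT}=2\nu_i(M_T)$ with $\nu_i(M_T)=\dim\ker Y\le r|T|$. Put $G_i=\sum_{\mathcal T_+}2e_T\nu_i(M_T)\le2rn_+$, and let $d_+\le rn_+^2$ be the dimension of the endomorphism algebra of $\bigoplus_{\mathcal T_+}\bigoplus_\sigma M_T^\sigma\otimes\bar k$. Then \eqref{eq:nd} reads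
\[d_0=\sum_{i}\big(e_i^2v_i+e_i(r-v_i+G_i)\big)+\sum_{\{i,i'\}}2e_ie_{i'}v_{ii'}+d_+ .\]
In \eqref{eq:d0} we have $\beta_i+1=r-1$, $g^0_{ii'}=2$ and $g^0_{iT}=2\nu^0_{iT}$ with $\nu^0_{iT}=|T|+(r-2)[i\in T]\le r|T|$. With $G_i^0=\sum_{\mathcal T_+}2e_T\nu^0_{iT}\le2rn_+$ it reads
\[d_0=\sum_{i}\big(e_i^2(r-1)+e_i(1+G^0_i)\big)+\sum_{\{i,i'\}}2e_ie_{i'}+d_+^0 .\]
The difference of the two right sides is a quadratic polynomial in $(e_i)_{i\in I}$ whose coefficients are bounded by $r$, $r+2rn_+$, $2r$ and $rn_+^2$ (Lemma~\ref{lem:eps}), all at most $B_1$. By genericity it vanishes identically: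
\[v_i=r-1,\qquad v_{ii'}=1,\qquad G_i=G_i^0,\qquad d_+=d_+^0 .\]
The relation $G_i=G_i^0$ says $\sum_{\mathcal T_+}(\nu_i(M_T)-\nu^0_{iT})e_T=0$, with coefficients bounded by $rm\le B_+$. Hence $\nu_i(M_T)=|T|+r-2$ whenever $i\in T\in\mathcal T_+$.

\emph{Step 3: the summands are star modules.} The equality $v_i=r-1$ means $a_i=b_i+t^{r-1}\gamma_i$ with $b_i\in k[t]$ and $\gamma_i\in k_i$, and $v_{ii'}=1$ gives $v(b_i-b_{i'})=1$. We use these $b_i$ in Section~\ref{sec:star}. Since $r\ge m+1\ge|T|+1$, Lemma~\ref{lem:recog} gives $M_T\cong M(T,U_T,\gamma_T)$ for $T\in\mathcal T_+$, with $U_T\subset k_T^T$ connected and $\gamma_T\in k_T$. This is the one place where the full strength of $r\ge m+1$ is used, for $T=I$. As $b_i\in k[t]$, we have $M_T^\sigma\cong M(T,U_T^\sigma,\gamma_T^\sigma)$, where $\sigma$ acts on coordinates. From now on we extend all subspaces to $\bar k$.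

\emph{Step 4: the remaining digits.} The conjugates $M_T^\sigma$ are non-isomorphic either because $U_T^\sigma$ is not a rescaling of $U_T$ or because $\gamma_T^\sigma\neq\gamma_T$. The coefficient of $e_T^2$ decides between the two. Fix $T\in\mathcal T_+$, write $U=U_T$, and let $d\in\mathfrak h(U,U^\sigma)$ be non-zero with support $S$. Then
\[\dim\pi_S(U)=\dim dU\le\dim U^\sigma(S)=\dim U(S)=\dim U-\dim\pi_{T\setminus S}(U).\]
Since $U\subset\pi_S(U)\oplus\pi_{T\setminus S}(U)$, equality holds in this inclusion, and connectedness forces $S=T$. Thus $d$ is invertible and $U^\sigma=dU$. The set of $\sigma\in G_T$ for which $U^\sigma$ is a rescaling of $U$ is closed under products: if $U^\sigma=dU$ and $U^\tau=d'U$, then $(U^\tau)^\sigma=\sigma(d')dU$, with $\sigma$ extended to $\bar k$. So it is a subgroup of a group of prime order. If it is trivial, then for $\sigma\ne1$ both $\mathfrak h(U,U^\sigma)$ and $\mathfrak h(U^\sigma,U)$, a twist of $\mathfrak h(U,U^{\sigma^{-1}})$, vanish, and $\kappa(M_T,M_T^\sigma)=0$; put $\iota_T=0$. If it is $G_T$, then $M_T^\sigma\not\cong M_T$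 forces $\gamma_T^\sigma\ne\gamma_T$ for $\sigma\ne1$ by Lemma~\ref{lem:iso}(b), and $\kappa(M_T,M_T^\sigma)=1$ by (W4); put $\iota_T=1$. In both cases $\kappa(M_T,M_T)=2$. So $s_T=e_T\beta_T+2+(e_T-1)\iota_T$ and
\[d_+=\sum_{\mathcal T_+}\big(e_T^2(\beta_T+\iota_T)+e_T(2-\iota_T)\big)+\sum_{\{T,T'\}\subset\mathcal T_+}e_Te_{T'}g_{TT'} .\]
The number $d_+^0$ is the same expression with $\iota_T=1$ and $g^0_{TT'}$ in place of $g_{TT'}$. Both $g_{TT'}$ and $g^0_{TT'}$ lie in $[0,2rm^2]$, so $B_+$-genericity gives $\iota_T=1$ and $g_{TT'}=g^0_{TT'}$. Since $\iota_T=1$, we have $\gamma_T\in k_T\setminus k$; as $k_T\cap k_{T'}=k$, it follows that $\gamma_T\ne\gamma_{T'}$ for $T\ne T'$. By (W1),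
\begin{equation}\label{eq:omegaeq}
\omega(U_T,U_{T'})=\omega^0_{TT'}\qquad(T\ne T'\text{ in }\mathcal T_+).
\end{equation}

\subsection{Reconstruction of the configuration}
By (W3) we may rescale each $U_T$, for $T$ a pair or a triple, without affecting \eqref{eq:omegaeq}. By Lemma~\ref{lem:conn}(b) no $\mathbf e_i$ lies in $U_T$. So for a pair $T$ the space $U_T$ is a line of full support, and we may take $U_T=\bar k1_T$. For a triple $T$, either $U_T$ is a line of full support and we may take $U_T=\bar k1_T$ (\emph{type I}), or $U_T=\lambda^\perp$ with $\lambda$ of full support by Lemma~\ref{lem:conn}(a), and we may take $U_T=1_T^\perp$ (\emph{type II}).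

Both types must be expected. Transposing $X$ does not change $\Delta(X)$, and it replaces each $U$ by $U^\perp$, because the dual lattice of $L_U$ under the standard form is $t^{-1}L_{U^\perp}$. What matters is that the types are not mixed. Let $T,T'$ be triples with $|T\cap T'|=2$, $T$ of type I and $T'$ of type II. Then $\mathfrak h(\bar k1_T,1_{T'}^\perp)=\{d\in\bar k^{T\cap T'}:\sum d_i=0\}$ is non-zero, which contradicts $\omega^0_{TT'}=0$ by (W2). Any two triples are joined by a chain of triples in which neighbors share two elements (exchange one element at a time), so all triples have the same type. Put $C=U_I^\perp$ if this is type I and $C=U_I$ if it is type II.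

For a pair $A$ we have $\omega^0_{AI}=0$, so $\mathfrak h(\bar k1_A,U_I)=U_I(A)$ and $\mathfrak h(U_I,\bar k1_A)\cong U_I^\perp(A)$ vanish, by (W2) and Lemma~\ref{lem:probe}. Thus $C(A)=C^\perp(A)=0$ for all pairs $A$. Let $T$ be a triple. In type I, Lemma~\ref{lem:probe} gives $\mathfrak h(U_T,U_I)=U_I(T)=C^\perp(T)$ by (a) and $\mathfrak h(U_I,U_T)=0$ by (b). In type II it gives $\mathfrak h(U_I,U_T)=U_I^\perp(T)=C^\perp(T)$ by (a) and $\mathfrak h(U_T,U_I)=0$ by (c). In both cases $\omega(U_T,U_I)=2\dim C^\perp(T)$, so $\dim C^\perp(T)=[T\in\mathcal L]$.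

For $S\subset I$ the space $C^\perp(S)$ consists of the linear relations among the coordinate functionals $\pi_i\in C^*$, $i\in S$. So the $\pi_i$ are pairwise independent, and a triple is dependent if and only if it belongs to $\mathcal L$. It remains to see that $\dim C=3$. Pairs and triples alone cannot bound the dimension: for $\mathcal L=\emptyset$, points in general position in $\mathbb P^3$ also have all pairs and triples independent. Here (H2) enters. If $\{i_a,i_b,i_c\}\in\mathcal L$ with $a<b<c$, then $\pi_{i_c}$ lies in the span of the independent functionals $\pi_{i_a},\pi_{i_b}$. By induction all $\pi_i$ lie in the span of $\pi_{i_1},\pi_{i_2},\pi_{i_3}$, which are independent. The $\pi_i$ span $C^*$, so $\dim C=3$, and $C$ is a realization over $\bar k$.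

\emph{Descent to $k$.} Let $\phi$ be the $q$-Frobenius acting on coordinates. Since $\iota_I=1$, $U_I^\phi$ is a rescaling of $U_I$. As $(dU)^\perp=d^{-1}U^\perp$, in both types $C^\phi=dC$ for some $d\in(\bar k^\times)^I$. Choose $g\in(\bar k^\times)^I$ with $g_i^{q-1}=d_i^{-1}$. Then $(gC)^\phi=g^qdC=gC$. The reduced row echelon basis of $gC$ is unique, so it is fixed by $\phi$ and has entries in $k$. Rescaling coordinates does not affect linear dependence of the $\pi_i$, so the $k$-span of this basis is a realization over $\mathbb F_q$. Together with Section~\ref{sec:exist} and Lemma~\ref{lem:eps}, this proves Theorem~\ref{thm:A}. \qed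

\section{Configurations that detect arithmetic}\label{sec:configs}

\subsection{The affine plane over $\mathbb F_3$}

\begin{lemma}\label{lem:nine}
Let $I=\mathbb F_3^2$ and let $\mathcal L$ be the set of its $12$ affine lines, that is, the $3$-element subsets with sum $0$. Then $(I,\mathcal L)$ is admissible, and for $p>3$ it is realizable over $\mathbb F_q$ if and only if $q\equiv1\bmod3$.
\end{lemma}

\begin{proof}
Write $xy$ for $(x,y)\in\mathbb F_3^2$. Two points $a\neq a'$ lie on exactly one line, with third point $-a-a'$, and six points lie off it; this gives (H1). A non-empty subset closed under $(a,a')\mapsto-a-a'$ is an affine subspace: the operation commutes with translations, and a closed subset containing $0$ is closed under $a\mapsto-a$ and hence under addition. So any triple not in $\mathcal L$ generates $\mathbb F_3^2$ under this operation, which gives (H2).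

Let $(P_{xy})$ be a realization. No three of $00,10,01,11$ have sum $0$, so we may normalize $P_{00}=(1,0,0)$, $P_{10}=(0,1,0)$, $P_{01}=(0,0,1)$, $P_{11}=(1,1,1)$. The lines $\{00,11,22\}$ and $\{10,01,22\}$ give $P_{22}=(0,1,1)$. Since the points are distinct, the lines $\{00,10,20\}$, $\{00,01,02\}$, $\{10,11,12\}$, $\{01,11,21\}$ give
\[P_{20}=(1,u,0),\quad P_{02}=(1,0,u'),\quad P_{12}=(1,w,1),\quad P_{21}=(1,1,w')\]
with $u,u'\ne0$. Vanishing of the determinant for $\{10,21,02\}$ gives $w'=u'$, for $\{20,01,12\}$ it gives $w=u$, for $\{00,12,21\}$ it gives $ww'=1$, and for $\{20,02,11\}$ it gives $uu'-u-u'=0$. So $u'=1/u$ and $u^2-u+1=0$. Then $-u$ is a root of $x^2+x+1$ and $-u\ne1$ as $p>3$, so $-u$ is a primitive cube root of unity and $3\mid q-1$.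

Conversely, let $3\mid q-1$, choose $u\in\mathbb F_q$ with $u^2-u+1=0$, put $w=u$, $u'=w'=1/u$, and define the nine points by the formulas above. Then $u+u'=uu'=1$, so the ten lines used so far are collinear. The remaining lines $\{20,21,22\}$ and $\{02,12,22\}$ have determinants $1-u'-u=0$ and $u-1+u'=0$. The nine points are distinct since $u,u'\notin\{0,1\}$. Suppose that a triple not in $\mathcal L$ lies on a line $\ell$. If $P_a,P_{a'}\in\ell$ with $a\neq a'$, then $\ell$ is the line through these distinct points and contains $P_{-a-a'}$. So all nine points lie on $\ell$, although $P_{00},P_{10},P_{01}$ are independent.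
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $r\ge10$, and take $n,D,p_0$ from Theorem~\ref{thm:A} for the configuration of Lemma~\ref{lem:nine}, where $m=9$. For primes $p>\max(p_0,3)$, the group $\mathrm{GL}_n(\mathbb F_p[t]/t^r)$ has an irreducible representation of dimension $D(p)$ if and only if $p\equiv1\bmod3$. By Dirichlet's theorem there are infinitely many primes in each of the classes $1$ and $2$ modulo $3$. By Lemma~\ref{lem:persist}, with $\mathcal P$ the set of all primes above any given bound, the assertion of the Conjecture fails for $(n,r)$, already on the rings $\mathbb F_p[[t]]$, $p\in\mathcal P$.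
\end{proof}

\subsection{Roots of polynomials}
In the last proof collinearity forced the equation $u^2-u+1=0$. Addition and multiplication of coordinates can be expressed by collinear triples, so any monic irreducible equation can be forced in this way.

\begin{lemma}\label{lem:poly}
Let $f\in\mathbb Z[x]$ be monic and irreducible of degree $g\ge2$. There are an admissible configuration $(I,\mathcal L)$ and a number $p_1$ such that, for powers $q$ of primes $p>p_1$, $(I,\mathcal L)$ is realizable over $\mathbb F_q$ if and only if $f$ has a root in $\mathbb F_q$.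
\end{lemma}

\begin{proof}
Let $f=\sum_jc_jx^j$ and let $\beta$ be a root of $f$ in a number field. Evaluate $f(\beta)$ by Horner's rule: $h_0=1$, $h_{j+1}=\beta h_j+c_{g-j-1}$. Then $h_g=f(\beta)=0$, and $h_j\ne0$ for $j<g$, being the value at $\beta$ of a monic polynomial of degree $j<g$. Let $S\subset\mathbb Z[\beta]$ be a finite set containing $0,1,-1,\beta$, all integers of absolute value at most $\max|c_j|$, all $h_j$, and all $\beta h_j$ with $j<g$; so $|S|\ge4$. Let
\[I=\{(1{:}a{:}b):a,b\in S\}\cup\{(0{:}1{:}a):a\in S\}\cup\{(0{:}0{:}1)\}\subset\mathbb P^2(\mathbb Q(\beta)),\]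
and let $\mathcal L$ be the set of collinear triples. A line contains at most $|S|$ of the points $(1{:}a{:}b)$, so at least $|S|^2-|S|\ge12$ of them lie off it; this gives (H1). For (H2) start with $Q_1=(1{:}0{:}0)$, $Q_2=(0{:}1{:}0)$, $Q_3=(0{:}0{:}1)$. Continue with the points $(1{:}a{:}0)$, $(1{:}0{:}a)$, $(0{:}1{:}a)$, $a\ne0$, which lie on $Q_1Q_2$, $Q_1Q_3$, $Q_2Q_3$. End with the points $(1{:}a{:}b)$, $a,b\ne0$, which lie on the line through $(1{:}a{:}0)$ and $Q_3$.

Suppose that $f$ has a root $y\in\mathbb F_q$. Apply the ring homomorphism $\mathbb Z[\beta]\cong\mathbb Z[x]/(f)\to\mathbb F_q$, $\beta\mapsto y$, to the coordinate vectors. Vanishing determinants go to zero. A non-zero $\delta\in\mathbb Z[\beta]$ divides its norm in $\mathbb Z[\beta]$, by the Cayley--Hamilton theorem for multiplication by $\delta$, so its image is non-zero if $p$ does not divide the norm. Let $p_1$ exceed the absolute values of the norms of the finitely many non-zero determinants of triples. For $p>p_1$ independent triples stay independent, and by (H1) every pair lies in an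 independent triple. So we obtain a realization over $\mathbb F_q$.

Conversely, take a realization over $\mathbb F_q$, written as a map $\mapsto$ from $I$ to $\mathbb P^2(\mathbb F_q)$. No three of $Q_1,Q_2,Q_3,(1{:}1{:}1)$ are collinear, so we may assume that they go to the points with the same coordinates. The image of $(1{:}a{:}0)$ lies on $Q_1Q_2$ and differs from $Q_2$, so $(1{:}a{:}0)\mapsto(1{:}\varphi(a){:}0)$. In the same way, using $Q_1Q_3$, $(1{:}0{:}b)\mapsto(1{:}0{:}\varphi'(b))$. Here $\varphi,\varphi':S\to\mathbb F_q$ and $\varphi(0)=\varphi'(0)=0$. We use the following collinear triples of distinct points of $I$.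
\begin{itemize}
\item For $a,b\ne0$, $(1{:}a{:}b)$ is collinear with $(1{:}a{:}0),Q_3$ and with $(1{:}0{:}b),Q_2$. So $(1{:}a{:}b)\mapsto(1{:}\varphi(a){:}\varphi'(b))$, which now holds for all $a,b\in S$, and $\varphi(1)=\varphi'(1)=1$.
\item $(0{:}1{:}1)$ is collinear with $Q_2,Q_3$ and with $Q_1,(1{:}1{:}1)$, so $(0{:}1{:}1)\mapsto(0{:}1{:}1)$.
\item For $a\ne0$, $(1{:}a{:}a)$ is collinear with $Q_1,(0{:}1{:}1)$, so $\varphi'(a)=\varphi(a)$.
\item For $a\ne0$, $(0{:}1{:}a)$ is collinear with $Q_2,Q_3$ and with $Q_1,(1{:}1{:}a)$, so $(0{:}1{:}a)\mapsto(0{:}1{:}\varphi(a))$.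
\item If $a,b,ab\in S$ and $a,b\ne0$, then $Q_1,(0{:}1{:}a),(1{:}b{:}ab)$ are collinear, so $\varphi(ab)=\varphi(a)\varphi(b)$.
\item If $a,b,a+b\in S$ and $b\ne0$, then $(1{:}0{:}a),(0{:}1{:}1),(1{:}b{:}a+b)$ are collinear, so $\varphi(a+b)=\varphi(a)+\varphi(b)$.
\end{itemize}
Taking $a=1$, $b=-1$ in the last rule gives $\varphi(-1)=-1$, and adding $\pm1$ repeatedly gives $\varphi(l)=l$ for the integers $l$ with $|l|\le\max|c_j|$. For $j<g$ the elements $\beta$, $h_j$, $\beta h_j$ are non-zero, so $\varphi(\beta h_j)=\varphi(\beta)\varphi(h_j)$ and $\varphi(h_{j+1})=\varphi(\beta)\varphi(h_j)+c_{g-j-1}$. This is Horner's rule for $f(\varphi(\beta))$, so $f(\varphi(\beta))=\varphi(h_g)=\varphi(0)=0$.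
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The first part is Theorem~\ref{thm:A} for the configuration of Lemma~\ref{lem:poly} and $r\ge m+1$, with $p_0$ enlarged to at least $p_1$.

Now let $f=x^3-2$, which is irreducible by Eisenstein's criterion, take $r,n,D,p_0$ from the first part, and let $N\ge1$. If the weakened Conjecture held for $(n,r)$, the hypothesis of Lemma~\ref{lem:persist} would hold for the set $\mathcal P$ of large primes $p\equiv1\bmod N$. It therefore suffices to find infinitely many $p\in\mathcal P$ for which $f$ has a root modulo $p$ and infinitely many for which it has none. Every subfield of the abelian extension $\mathbb Q(\zeta_{3N})/\mathbb Q$ is Galois over $\mathbb Q$, while a root of $f$ generates a cubic field that is not. So the cubic $f$ has no root in $\mathbb Q(\zeta_{3N})$ and is irreducible over it. As $\zeta_3\in\mathbb Q(\zeta_{3N})$, the splitting field $\mathcal E$ of $f$ over $\mathbb Q(\zeta_{3N})$ is cyclic of degree $3$ over it, and $\mathcal E$ is Galois over $\mathbb Q$. By Chebotarev's theorem every conjugacy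 class of $\mathrm{Gal}(\mathcal E/\mathbb Q)$ is the Frobenius class of infinitely many primes $p$. Apply this to the trivial class and to the class of a generator of the normal subgroup $\mathrm{Gal}(\mathcal E/\mathbb Q(\zeta_{3N}))$. In both cases Frobenius fixes $\zeta_{3N}$, so $p\equiv1\bmod3N$. For $p>3$ the three roots of $f$ stay distinct modulo a prime of $\mathcal E$ above $p$, and the roots of $f$ in $\mathbb F_p$ correspond to the roots fixed by Frobenius. In the first case all three roots are fixed; in the second they are permuted cyclically and none is fixed.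
\end{proof}

\begin{thebibliography}{9}

\bibitem{Isaacs}
Isaacs, \emph{Character Theory of Finite Groups}.

\bibitem{Jackson}
Alexander Jackson, \emph{A Polynomial Result for Dimensions of Irreducible Representations of Smooth Affine Group Schemes Over Principal Ideal Local Rings}, arXiv:2405.13724 (2024).

\bibitem{Macdonald}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\end{thebibliography}
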